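\title{Tau-symmetric deformations of the Riemann hierarchy\\ and the Hodge hierarchy of a point}

\begin{abstract}
We consider the conjecture that every nontrivial tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent, under a normal Miura-type transformation, to the Hodge hierarchy of a point for some values of its parameters $s_1,s_2,\dots$. We show that the conjecture is false as stated: for every $m\ge 9$ there is a nontrivial deformation with Hamiltonian $H_1=\int\big(\frac{u^3}{6}+(3m-2)\epsilon^{2m}u_{xx}^m\big)dx+O(\epsilon^{4m})$, and it is not equivalent to any Hodge hierarchy. We also show that the coefficient of $\epsilon^2w_{xxx}$ in the first nontrivial flow is the only obstruction: a deformation is equivalent to a Hodge hierarchy if and only if this coefficient is nonzero, and then the parameters are unique and the dispersion relation of that flow is a complete invariant.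
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The class of hierarchies}

Throughout, $\partial=\partial_x$, $w_j=\partial^jw$ and $\deg w_j=j$. A \emph{differential polynomial} is a polynomial in $w_1,w_2,\dots$ whose coefficients are complex-valued smooth functions of $w$ on an interval containing $0$. The \emph{Riemann hierarchy}, which is the principal hierarchy of the one-dimensional Frobenius manifold, is
\[
\frac{\partial w}{\partial t_q}=\frac{w^q}{q!}\,w_1=\partial\,\frac{\delta H^0_q}{\delta w},\qquad H^0_q=\int\frac{w^{q+2}}{(q+2)!}\,dx,\qquad q\ge0 .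
\]
We study its dispersive deformations in the setting of \cite{DLYZ}. These are systems
\[
\frac{\partial w}{\partial t_q}=P\,\frac{\delta H_q}{\delta w},\qquad H_q=\int h_q\,dx,\qquad q\ge0,
\]
\[
h_q=\frac{w^{q+2}}{(q+2)!}+\sum_{k\ge1}\epsilon^kh_q^{[k]},\qquad P=\partial+\sum_{k\ge1}\epsilon^k\sum_{l=1}^{k+1}P_l^{[k]}\,\partial^l,
\]
where $h_q^{[k]}$ and $P_l^{[k]}$ are homogeneous differential polynomials of degrees $k$ and $k+1-l$. The data of such a system are $P$ and the densities $h_q$.

\begin{definition}\label{def:class}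
The system is a \emph{tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy}, or briefly a \emph{deformation}, if:
\begin{itemize}
\item[(i)] $P$ is a Hamiltonian operator, that is, $\{F,G\}=\int\frac{\delta F}{\delta w}\,P\,\frac{\delta G}{\delta w}\,dx$ is a Lie bracket on local functionals, and $\{H_p,H_q\}=0$ for all $p,q\ge0$;
\item[(ii)] $H_{-1}=\int h_{-1}\,dx$ with $h_{-1}=w$ is a Casimir of $P$;
\item[(iii)] $\partial w/\partial t_0=w_1$;
\item[(iv)] $\partial h_{p-1}/\partial t_q=\partial h_{q-1}/\partial t_p$ for all $p,q\ge0$.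
\end{itemize}
\end{definition}

Conditions (i) and (ii) say that every $h_{p-1}$ is a conserved density of every flow, so that $\partial h_{p-1}/\partial t_q=\partial\Omega_{p,q}$ for a series $\Omega_{p,q}$ of differential polynomials. Conditions (iii) and (iv) say that the fluxes can be chosen with $\Omega_{p,q}=\Omega_{q,p}$ and $\Omega_{p,0}=h_{p-1}$. They are then the second derivatives of a single function: for every solution $w$ there is a \emph{tau-function} $\tau$ with
\[
\epsilon^2\partial_{t_p}\partial_{t_q}\log\tau=\Omega_{p,q},\qquad\text{in particular}\qquad w=\epsilon^2\partial^2\log\tau .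
\]
For the Riemann hierarchy itself $\Omega_{p,q}=w^{p+q+1}/\big((p+q+1)\,p!\,q!\big)$.

The changes of variable adapted to this structure are those that multiply the tau-function by a local factor. Let $F=\sum_{k\ge0}\epsilon^kF_k$ with $F_k$ a homogeneous differential polynomial of degree $k$. The \emph{normal Miura-type transformation} (briefly, \emph{normal transformation}) defined by $F$ is $\log\tilde\tau=\log\tau+F$, that is,
\[
\tilde w=w+\epsilon^2\partial^2F,\qquad \tilde h_p=h_p+\epsilon^2\partial\,\partial_{t_{p+1}}F,\qquad \tilde\Omega_{p,q}=\Omega_{p,q}+\epsilon^2\partial_{t_p}\partial_{t_q}F,\qquad \tilde P=LPL^*,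
\]
where $L=\sum_s\frac{\partial\tilde w}{\partial w_s}\partial^s$ and $L^*=\sum_s(-\partial)^s\circ\frac{\partial\tilde w}{\partial w_s}$. It leaves the functionals $H_p$ unchanged and maps deformations to deformations. Normal transformations form a group: a composition is given by the sum of the two functions $F$, and the inverse is given by $-F$, rewritten in terms of $\tilde w$ by solving $w=\tilde w-\epsilon^2\partial^2F$ $\epsilon$-adically. Two deformations are \emph{equivalent} if, for some $c\in\mathbb C^*$, a normal transformation maps the first, with $\epsilon$ replaced by $c\epsilon$, to the second. Since a rescaling of $\epsilon$ turns normal transformations into normal transformations, this is an equivalence relation. A deformation is \emph{nontrivial} if it is not equivalent to the Riemann hierarchy.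

\subsection{The Hodge hierarchy and the conjecture}

Let $\mathbb E$ be the Hodge bundle on $\overline{\mathcal M}_{g,n}$ and let $s=(s_1,s_2,\dots)$ be parameters. Put
\[
\langle\tau_{p_1}\cdots\tau_{p_n}\rangle_g=\int_{\overline{\mathcal M}_{g,n}}\psi_1^{p_1}\cdots\psi_n^{p_n}\exp\Big(\sum_{k\ge1}s_k\,\mathrm{ch}_{2k-1}(\mathbb E)\Big)
\]
if $2g-2+n>0$ and all $p_i\ge0$, and let the bracket be $0$ otherwise. The Hodge free energy is
\[
\mathcal H(t;\epsilon;s)=\sum_{g\ge0}\epsilon^{2g-2}\sum_{n\ge0}\frac1{n!}\sum_{p_1,\dots,p_n\ge0}t_{p_1}\cdots t_{p_n}\langle\tau_{p_1}\cdots\tau_{p_n}\rangle_g .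
\]
Set $x=t_0$. The \emph{Hodge hierarchy of a point} is the deformation that is satisfied by $w=\epsilon^2\partial^2\mathcal H$, with tau-function $e^{\mathcal H}$. We use two of its properties: it is a deformation in the sense of Definition~\ref{def:class}, and $\epsilon^2\partial_{t_0}\partial_{t_1}\mathcal H=h_0(w;w_1,\dots)$. At $s=0$ the Witten--Kontsevich theorem gives the KdV hierarchy, whose first nontrivial flow is $w_{t_1}=ww_1+\frac{\epsilon^2}{12}w_3$.

The following conjecture is posed in \cite{DLYZ}.

\begin{quote}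
\emph{Any nontrivial tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent, under a normal Miura-type transformation, to the Hodge hierarchy of a point with a certain particular choice of the parameters $s_k$, $k\ge1$.}
\end{quote}

\subsection{Results}

Condition (iv) with $p=0$ gives $w_{t_1}=\partial h_0$. The \emph{dispersion relation} of a deformation is the series
\[
\omega(\zeta)=\sum_{j\ge0}\epsilon^j\varphi_j\,\zeta^{j+1},\qquad\varphi_j=\frac{\partial h_0^{[j]}}{\partial w_j}\Big|_{w=0},\qquad a_0:=\varphi_2 ,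
\]
with $h_0^{[0]}=w^2/2$, so that $\varphi_0=0$. It governs small solutions: the linearization of the $t_1$-flow at $w\equiv0$ has the solutions $\exp(\zeta x+\omega(\zeta)t_1)$. The number $a_0$ is the coefficient of $\epsilon^2w_3$ in $w_{t_1}$ at $w=0$. We shall see that $\omega$ is invariant under normal transformations and that $a_0=\frac1{12}$ for the Hodge hierarchy, whatever $s$ is. So the conjecture consists of two statements: deformations with $a_0\ne0$ are Hodge hierarchies, and deformations with $a_0=0$ are trivial. The second statement is false and the first is true.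

\begin{theorem}\label{thm:counter}
For every $m\ge9$ there is a tau-symmetric integrable Hamiltonian deformation $\mathcal D_m$ of the Riemann hierarchy, in a variable $u$, with $P=\partial$ and
\[
H_1=\int\Big(\frac{u^3}6+(3m-2)\,\epsilon^{2m}u_2^m\Big)dx+O(\epsilon^{4m}).
\]
It is nontrivial, and it is not equivalent to the Hodge hierarchy for any $s$. The $\mathcal D_m$ are pairwise inequivalent.
\end{theorem}

The hierarchies $\mathcal D_m$ have rational coefficients; the first one, $\mathcal D_9$, has $H_1=\int\big(\frac{u^3}6+25\,\epsilon^{18}u_2^9\big)dx+O(\epsilon^{36})$.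

\begin{theorem}\label{thm:class}
A tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy is equivalent to a Hodge hierarchy of a point if and only if $a_0\ne0$. In this case, with $\epsilon$ rescaled so that $a_0=\frac1{12}$, the parameters $s_1,s_2,\dots$ are unique. Two deformations with $a_0=\frac1{12}$ are equivalent if and only if they have the same dispersion relation $\omega$.
\end{theorem}

The reason to expect Theorem~\ref{thm:class} is a count of parameters. A deformation with $a_0=\frac1{12}$ is a graded perturbation of KdV, in a grading in which $\varphi_{2d+2}$ has weight $d$ and $s_k$ has weight $2k-1$, the degree of $\mathrm{ch}_{2k-1}$. A computation by hand in weights $d\le2$ (Section~\ref{sec:low}) finds room for one parameter in weight $1$, namely $\varphi_4$, and for none in weights $\frac12,\frac32,2$. The proof shows that this pattern persists: in each weight the only possible invariant is $\varphi_{2d+2}$, it is forced when $d$ is even, and the Hodge hierarchies realize all its values when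 $d$ is odd.

This count says nothing when $a_0=0$, because the leading term of a deformation need not be linear in the jets: $\mathcal D_m$ has $\omega=0$. It is obtained from the Riemann hierarchy by a canonical transformation whose generating Hamiltonian $\int u_2^m/u_1\,dx+\cdots$ has a pole along $u_1=0$. Such a transformation preserves all the algebraic relations among the Hamiltonians, and the whole difficulty is to correct the generator, order by order, so that the transformed Hamiltonians have no pole. A residue at the critical points of $u$ turns this into a Poincar\'e lemma.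

Sections~\ref{sec:calc} and~\ref{sec:disp} contain the variational calculus and the properties of $\omega$; together with Section~\ref{sec:counter} they prove Theorem~\ref{thm:counter}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:class} to a statement on infinitesimal deformations of KdV, proved in Sections~\ref{sec:symbols}--\ref{sec:B}, and to the computation of one family of Hodge integrals, done in Section~\ref{sec:hodge}.

\section{Local functionals and the bracket of $\partial$}\label{sec:calc}

\subsection{Variational calculus}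

We write $u$ for the dependent variable when $P=\partial$. Let $\mathcal A$ be the ring of differential polynomials in $u$, and let
\[
\mathcal P=\mathbb C[u,u_1,u_2,\dots]\subset\mathcal A,\qquad\mathcal Q=\mathcal P[u_1^{-1}].
\]
In each of these rings we have the total derivative $\partial=\sum_ju_{j+1}\partial/\partial u_j$, the variational derivative $\delta g=\sum_j(-\partial)^j\,\partial g/\partial u_j$, the Fr\'echet derivative $g'=\sum_j\frac{\partial g}{\partial u_j}\partial^j$ and, for an element $\xi$, the evolutionary derivation $\partial_\xi=\sum_j(\partial^j\xi)\,\partial/\partial u_j$. It commutes with $\partial$, satisfies $\partial_\xi g=g'[\xi]$, and gives the rate of change of $g$ along the flow $u_t=\xi$. The symbol $\partial_u$ always denotes the partial derivative in $u=u_0$; it commutes with $\partial$ and $\delta$. We use the following standard facts.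
\begin{itemize}
\item[(F1)] $\delta\partial=0$, and $\partial_\xi g-\xi\,\delta g\in\operatorname{im}\partial$; also $\partial_ug-\delta g\in\operatorname{im}\partial$.
\item[(F2)] $\delta(fg)=f'^*[g]+g'^*[f]$, and $(\delta g)'$ is self-adjoint.
\item[(F3)] In $\mathcal A$ and in $\mathcal P$: if $f'$ is self-adjoint, then $f=\delta g$ with $g=\int_0^1u\,f(\lambda u,\lambda u_1,\dots)\,d\lambda$.
\end{itemize}
Facts (F1) and (F2) are formal integrations by parts and hold in $\mathcal Q$ as well.

A \emph{functional} $G=\int g$ is a class of densities modulo $\ker\delta$; we omit $dx$. Put $\xi_G=\partial\,\delta G$ and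
\[
\{F,G\}=\int\delta F\;\partial\,\delta G=\int\partial_{\xi_G}f\qquad\Big(F=\int f\Big).
\]
Thus $\{F,G\}$ is the derivative of $F$ along the flow of $G$. The bracket is skew-symmetric, and with $\phi=\delta F$, $\gamma=\delta G$ fact (F2) gives
\begin{equation}\label{eq:deltabr}
\delta\{F,G\}=\phi'[\partial\gamma]-\gamma'[\partial\phi].
\end{equation}
Two consequences follow in all three rings. First, the Jacobi identity holds: with $\chi=\delta H$, the cyclic sum of $\{\{F,G\},H\}=\int\big(\phi'[\partial\gamma]-\gamma'[\partial\phi]\big)\partial\chi$ cancels in pairs, because $\int\phi'[\partial\gamma]\,\partial\chi$ is symmetric in $\gamma,\chi$. Second, $[\partial_{\xi_F},\partial_{\xi_G}]=\partial_{\xi_{\{G,F\}}}$, because $\partial_{\xi_F}\xi_G-\partial_{\xi_G}\xi_F=\partial(\gamma'[\partial\phi]-\phi'[\partial\gamma])$. Moreover $\partial_u$ acts on functionals, is a derivation of the bracket, and satisfies $\partial_uG=\int\delta G$ and $\partial_u\xi_G=\xi_{\partial_uG}$.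

On $\mathcal P$ and $\mathcal Q$ there is a second grading $N$, the number of factors: $N(u_j)=1$ for all $j\ge0$. The bracket adds $1$ to the sum of the degrees and $-2$ to the sum of the values of $N$.

\subsection{Normal densities and the rigidity of $\int u^3/6$}

To decide whether a functional vanishes we need preferred densities. A monomial in $u_1,u_2,\dots$ is \emph{normal} if its highest variable occurs with power at least $2$; a \emph{normal density} is a combination of normal monomials with coefficients smooth in $u$.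

\begin{lemma}\label{lem:normal}
Every homogeneous element of $\mathcal A$ of degree $\ge1$ is congruent modulo $\partial\mathcal A$ to a normal density, and a nonzero normal density $g$ has $\delta g\ne0$. Hence in degree $\ge1$ we have $\ker\delta=\partial\mathcal A$, every functional $G$ has a unique normal density $g$, and $\partial_ug$ is the normal density of $\partial_uG$.
\end{lemma}

\begin{proof}
A term that is not normal has the form $u_nf(u,\dots,u_{n-1})$. It equals $\partial\big(\int f\,du_{n-1}\big)$ minus a density in $u,\dots,u_{n-1}$ (and minus nothing if $n=1$); descend on $n$. If $g\ne0$ is normal with highest variable $u_n$, then the coefficient of $u_{2n}$ in $\delta g$ is $(-1)^n\partial^2g/\partial u_n^2\ne0$. The last sentence follows, since $\partial_u$ preserves normal densities.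
\end{proof}

In $\mathcal Q$ the kernel of $\delta$ is larger than the image of $\partial$; it contains $u_2/u_1=\partial\log u_1$.

We compute the bracket with $H_1^0=\int u^3/6$, whose flow is $uu_1$. From $\partial^j(uu_1)=uu_{j+1}+\sum_{i=1}^j\binom jiu_iu_{j+1-i}$ and $\int u\,\partial g=-\int u_1g$ we get
\begin{equation}\label{eq:LG}
\Big\{\int g,H_1^0\Big\}=\int(\Lambda+\Gamma)g,
\end{equation}
where $\Lambda$ collects the terms that produce a factor $u_1$ and $\Gamma$ the others:
\[
\Lambda\big(f(u)\,u_1^{a_1}u_2^{a_2}\cdots\big)=\lambda\,u_1\,f(u)\,u_1^{a_1}u_2^{a_2}\cdots,\qquad\lambda=a_1-1+\sum_{j\ge2}(j+1)a_j,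
\]
\[
\Gamma=\sum_{j\ge3}\sum_{i=2}^{j-1}\binom jiu_iu_{j+1-i}\frac\partial{\partial u_j}.
\]

\begin{lemma}\label{lem:rigid}
Let $G\ne0$ be a homogeneous functional of degree $\ge1$ with normal density $g\in\mathcal A$. Let $u_n$ be the highest variable of $g$ and $b$ its highest power. Then $\{G,H^0_1\}\ne0$, and its normal density has highest variable $u_n$, with highest power $b$ if $n\ge2$ and $b+1$ if $n=1$.
\end{lemma}

\begin{proof}
If $n=1$, then $g=f(u)u_1^b$ with $b\ge2$, and \eqref{eq:LG} gives $(b-1)fu_1^{b+1}$. Let $n\ge2$ and let $c\,u_n^b$, $c=c(u,\dots,u_{n-1})$, be the part of $g$ of highest power. The operator $\Gamma$ replaces a factor $u_j$ by two factors of indices in $[2,j-1]$, so neither $\Lambda$ nor $\Gamma$ creates a factor $u_n$ or higher. Therefore the part of $(\Lambda+\Gamma)g$ containing $u_n^b$ is $\Lambda(cu_n^b)+(\Gamma c)u_n^b$, and no higher power occurs. Reduction to normal form does not touch this part, since $b\ge2$ and the terms linear in $u_n$ reduce to densities in $u,\dots,u_{n-1}$. Let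 $c_0$ be the part of $c$ with the minimal number of factors of index $\ge2$. As $\Gamma$ raises this number by one and $\Lambda$ preserves it, the corresponding part of the result is $\Lambda(c_0u_n^b)$. It is nonzero because $\lambda\ge(n+1)b-1>0$ on each monomial.
\end{proof}

\subsection{Canonical transformations; hierarchies from Hamiltonians}

\begin{lemma}\label{lem:canon}
Let $A=\sum_{j\ge1}\epsilon^jA_j$ with $A_j$ a functional of degree $j-1$ with density in $\mathcal A$. Let $\xi=\xi_A$ and $\tilde u=e^{\partial_\xi}u$.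
\begin{itemize}
\item[(a)] The Fr\'echet derivative $L$ of $\tilde u$ satisfies $L\,\partial\,L^*=\partial$.
\item[(b)] A functional $G[u]$ equals $\tilde G[\tilde u]$ with $\tilde G=e^{-\partial_\xi}G=G+\{A,G\}+\frac12\{A,\{A,G\}\}+\cdots$.
\item[(c)] If $A_1=0$ and $\partial_uA=0$, then $u\mapsto\tilde u$ is a normal transformation.
\end{itemize}
\end{lemma}

\begin{proof}
The map $e^{t\partial_\xi}$ is a ring automorphism commuting with $\partial$, so it is the substitution $u\mapsto u(t):=e^{t\partial_\xi}u$. This gives (b), as $\partial_\xi G=-\{A,G\}$, and also $\frac d{dt}u(t)=\xi|_{u\to u(t)}$. Hence the Fr\'echet derivative $L_t$ of $u(t)$ satisfies $\frac d{dt}L_t=\partial\,\alpha_tL_t$ with $\alpha_t=(\delta A)'|_{u\to u(t)}$ self-adjoint, and $M_t=L_t\partial L_t^*$ solves $\frac d{dt}M=\partial\alpha_tM-M\alpha_t\partial$, $M_0=\partial$. The constant $M=\partial$ is a solution, and the solution is unique order by order in $\epsilon$; this is (a). For (c), $\int\delta A_j=\partial_uA_j=0$ and $\deg\delta A_j=j-1\ge1$,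 so $\delta A_j=\partial f_j$ with $\deg f_j=j-2$. With $f=\sum\epsilon^jf_j$ we get $\xi=\partial^2f$ and $\tilde u-u=\partial^2\big(f+\frac1{2!}\partial_\xi f+\frac1{3!}\partial_\xi^2f+\cdots\big)$, where the coefficient of $\epsilon^j$ in the bracket has degree $j-2$.
\end{proof}

For $P=\partial$, tau-symmetry reduces to a recursion in $\partial_u$.

\begin{lemma}\label{lem:build}
Let $H_p=H_p^0+\sum_{k\ge1}\epsilon^kH_p^{[k]}$, $p\ge-1$, with $\deg H_p^{[k]}=k$, $H_{-1}=\int u$, $H_0=\int u^2/2$. Suppose that the $H_p$ commute for the bracket of $\partial$ and that $\partial_uH_p=H_{p-1}$ for $p\ge0$. Then $P=\partial$ and $h_{p-1}:=\delta H_p$, $p\ge0$, define a deformation with Hamiltonians $H_p$.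
\end{lemma}

\begin{proof}
We have $h_{-1}=u$ and $\int h_p=\int\delta H_{p+1}=\partial_uH_{p+1}=H_p$. Condition (i) holds by assumption, and (ii) and (iii) hold because $\partial\,\delta H_{-1}=0$ and $\partial\,\delta H_0=u_1$. By \eqref{eq:deltabr}, $\partial_{t_q}h_{p-1}-\partial_{t_p}h_{q-1}=h_{p-1}'[\partial h_{q-1}]-h_{q-1}'[\partial h_{p-1}]=\delta\{H_p,H_q\}=0$, which is (iv).
\end{proof}

\section{The dispersion relation}\label{sec:disp}

\begin{lemma}\label{lem:inv}
The series $\omega$ is invariant under normal transformations. The rescaling $\epsilon\mapsto c\epsilon$ multiplies $\varphi_j$ by $c^j$.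
\end{lemma}

\begin{proof}
Linearize at the point $w=w_1=w_2=\dots=0$, which a normal transformation maps to $\tilde w=\tilde w_1=\dots=0$. The only monomial of degree $j\ge1$ that is linear in the jets is $w_j$, so the linearization of $h_0$ is $\varphi(\partial)=\sum\epsilon^j\varphi_j\partial^j$ and that of the $t_1$-flow is $\partial\varphi(\partial)$. Let $F'_0$ be the linearization of $F$, an operator with constant coefficients, and $L_0=1+\epsilon^2\partial^2F_0'$. Linearizing $\tilde h_0=h_0+\epsilon^2\partial\,\partial_{t_1}F$ in $w$ gives $\tilde\varphi(\partial)L_0=\varphi(\partial)+\epsilon^2\partial F_0'\,\partial\varphi(\partial)=\varphi(\partial)L_0$, and $L_0$ is invertible as a series in $\epsilon$. The second claim is read off the definition.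
\end{proof}

For the Hodge hierarchy, $\omega$ is determined by the one-point integrals. Since the classes $\mathrm{ch}_j(\mathbb E)$ are pulled back under the maps forgetting a point, the string and dilaton equations hold: for $2g-2+n>0$,
\[
\langle\tau_0\tau_{p_1}\cdots\tau_{p_n}\rangle_g=\sum_{i=1}^n\langle\tau_{p_1}\cdots\tau_{p_i-1}\cdots\tau_{p_n}\rangle_g,\qquad
\langle\tau_1\tau_{p_1}\cdots\tau_{p_n}\rangle_g=(2g-2+n)\langle\tau_{p_1}\cdots\tau_{p_n}\rangle_g .
\]

\begin{lemma}\label{lem:hodgedisp}
Let $O(\epsilon,z)=1+\sum_{h\ge1}\epsilon^{2h}\sum_{n\ge0}\langle\tau_n\rangle_hz^{n+2}$. For the Hodge hierarchy, $\varphi_j=0$ for odd $j$ and $\varphi_{2g}=2g\,[\epsilon^{2g}z^{2g+1}]\log O$. In particular $a_0=\frac1{12}$ for every $s$.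
\end{lemma}

\begin{proof}
We evaluate at $t=0$, meaning $t_0=t_1=\dots=0$. There $\partial^iw_{t_n}=\sum_g\epsilon^{2g}\langle\tau_0^{i+2}\tau_n\rangle_g$. By the string equation $\langle\tau_0^{i+2}\tau_n\rangle_g=\langle\tau_{n-i-2}\rangle_g$ for $g\ge1$, and $\langle\tau_0^{i+2}\tau_n\rangle_0=\delta_{i,n}$. Therefore
\begin{equation}\label{eq:jets}
\sum_{n\ge0}z^n\,\partial^iw_{t_n}\big|_{t=0}=z^i\,O(\epsilon,z).
\end{equation}
The coefficient of $z^0$ gives $w_1=1$ and $w_2=w_3=\dots=0$ at $t=0$; also $w=\sum_g\epsilon^{2g}\langle\tau_0^2\rangle_g=0$. Differentiate $\epsilon^2\partial_{t_0}\partial_{t_1}\mathcal H=h_0$ in $t_n$ at $t=0$. On the left, $\langle\tau_0\tau_1\tau_n\rangle_0=0$ by dimension and $\langle\tau_0\tau_1\tau_n\rangle_g=2g\langle\tau_{n-1}\rangle_g$ for $g\ge1$, so the generating series in $z^n$ is $z^{-1}\epsilon\,\partial_\epsilon O$. On the right, let $\varphi_{i,j}$ be the value of $\partial h_0^{[j]}/\partial w_i$ at $(w;w_1,w_2,\dots)=(0;1,0,\dots)$; by \eqref{eq:jets} the series is $\big(\sum\varphi_{i,j}\epsilon^jz^i\big)O$.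 Hence
\begin{equation}\label{eq:logO}
\sum_{i,j}\varphi_{i,j}\,\epsilon^jz^i=z^{-1}\epsilon\,\partial_\epsilon\log O .
\end{equation}
Now $\partial h_0^{[j]}/\partial w_j$ has degree $0$, so it depends on $w$ only and $\varphi_{j,j}=\varphi_j$. Take the coefficient of $\epsilon^jz^j$. Finally $a_0=2\langle\tau_1\rangle_1=2\cdot\frac1{24}$.
\end{proof}

\section{Deformations without dispersion}\label{sec:counter}

\subsection{The first order}\label{sec:first}

Let $\theta$ be a formal parameter, later set equal to $\epsilon^{2m}$, and consider the differential equation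
\begin{equation}\label{eq:lax}
\frac d{d\theta}H_p(\theta)=\{K(\theta),H_p(\theta)\},\qquad H_p(0)=H_p^0,
\end{equation}
where $K(\theta)=\sum_r\theta^rK_r$ and the $K_r$ have $u$-independent densities in $\mathcal Q$. By the Jacobi identity the solutions commute, and $\partial_uH_p=H_{p-1}$ because $\partial_uK=0$. So Lemma~\ref{lem:build} applies as soon as the $H_p(\theta)$ have polynomial densities. A generator with a pole gives a chance of a nontrivial result.

Take $K_0=\int g$, $g=u_2^m/u_1$. The flow of $H_p^0$ is $a\,u_1$ with $a=u^p/p!$, and $\partial(au_1)=au_2+a'u_1^2$, $\partial^2(au_1)=au_3+3a'u_1u_2+a''u_1^3$, where primes are derivatives in $u$. Hence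
\[
\partial_{au_1}g=a\,\partial g-a'u_2^m+m\,u_2^{m-1}(3a'u_2+a''u_1^2),
\]
and since $\int a\,\partial g=-\int a'u_2^m$,
\begin{equation}\label{eq:first}
\{K_0,H_p^0\}=\int\big((3m-2)\,a'\,u_2^m+m\,a''\,u_1^2u_2^{m-1}\big).
\end{equation}
The pole has disappeared, for all $p$ at once. For $p=1$ the right side is $(3m-2)\int u_2^m$.

The reason is the following. Write $g=\rho\,u_2/u_1$ with $\rho=u_2^{m-1}$. For an analytic function $u(x)$ with a nondegenerate critical point $x_0$, the residue of $g\,dx$ at $x_0$ is the value of $\rho$ at $x_0$. Under the flow $u_t=a(u)u_1$ the critical point moves with velocity $-a$, and the formula for $\partial^2(au_1)$ shows that the value of $u_2$ at the moving critical point is constant. So the residue is conserved, the derivative of $g$ along the flow has no residue, and we shall see that a density without residue defines a polynomial functional. At the next order the flows of \eqref{eq:first} do change $u_2(x_0)$, and this has to be compensated by $K_1=\int\rho_1u_2/u_1$, and so on. We now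 make this algebraic.

\subsection{The residue at a critical point}

Let $\mathcal G=\mathbb C[u,u_2^{\pm1},u_3,u_4,\dots]=\mathcal P[u_2^{-1}]/(u_1)$, the ring of functions of the jets at a nondegenerate critical point. The Taylor expansion at that point is the ring homomorphism
\[
\mathcal T:\mathcal Q\to\mathcal G((y)),\qquad\mathcal T(u_j)=\sum_{i\ge0}u_{j+i}\frac{y^i}{i!}\quad\text{with }u_1:=0,
\]
which is defined because $\mathcal T(u_1)=u_2y+\cdots$ is invertible. It satisfies $\mathcal T\partial=\frac d{dy}\mathcal T$, and for $f\in\mathcal P$ we have $\mathcal T(f)=\sum_i[\partial^if]_{u_1=0}\,y^i/i!$. For a density $g\in\mathcal Q$ let $\operatorname{Res}g\in\mathcal G$ be the coefficient of $y^{-1}$ in $\mathcal T(g)$. Then $\operatorname{Res}$ vanishes on $\partial\mathcal Q$ and on $\mathcal P$, and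
\begin{equation}\label{eq:resrho}
\operatorname{Res}\big(\rho\,u_2/u_1\big)=\rho|_{u_1=0}\qquad(\rho\in\mathcal P),
\end{equation}
since $\mathcal T(u_2)/\mathcal T(u_1)=y^{-1}+O(1)$ is the logarithmic derivative of $\mathcal T(u_1)$. The residue does not descend to functionals, since $\operatorname{Res}(u_2/u_1)=1$; we apply it only to explicit densities.

If $u_t=\eta$, the critical point moves with velocity $-\partial\eta/u_2$. Accordingly, for $\eta\in\mathcal P$ let $V_\eta=\partial_\eta-\frac{\partial\eta}{u_2}\partial$. This derivation of $\mathcal P[u_2^{-1}]$ kills $u_1$, so it induces a derivation $D_\eta$ of $\mathcal G$, with $D_\eta u_j=\big[\partial^j\eta-u_{j+1}\,\partial\eta/u_2\big]_{u_1=0}$. Let it act on $\mathcal G((y))$ coefficientwise. For $g\in\mathcal Q$,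
\begin{equation}\label{eq:DT}
D_\eta\mathcal T(g)=\mathcal T(\partial_\eta g)-\Big[\frac{\partial\eta}{u_2}\Big]_{u_1=0}\frac d{dy}\mathcal T(g),\qquad\text{hence}\qquad\operatorname{Res}(\partial_\eta g)=D_\eta\operatorname{Res}g .
\end{equation}
Indeed, both sides of the first identity are derivations along $\mathcal T$, and on $g=u_j$ both are equal to $\sum_i\big[\partial^{i+j}\eta-u_{i+j+1}\,\partial\eta/u_2\big]_{u_1=0}\,y^i/i!$; the term with $i+j=1$ vanishes, in agreement with $u_1:=0$.

Call a functional with density in $\mathcal Q$ \emph{polynomial} if it has a density in $\mathcal P$. For a polynomial $G$ put $D_G=D_{\xi_G}$. Then $\{\int g,G\}$ has the density $\partial_{\xi_G}g$, whose residue is $D_G\operatorname{Res}g$. The derivation $D_G$ shifts $(\deg,N)$ by $(\deg G+1,N(G)-2)$, and $[\partial_u,D_G]=D_{\partial_uG}$, as both sides agree on the generators $u_j$ by $\partial_u\xi_G=\xi_{\partial_uG}$.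

\begin{lemma}\label{lem:res}
If $g\in\mathcal Q$ and $\operatorname{Res}g=0$, then $\int g$ is polynomial. If $g$ is homogeneous for $\deg$ and $N$, there is a polynomial density with the same degrees.
\end{lemma}

\begin{proof}
Let $\gamma=\delta g$. For $\eta\in\mathcal P$, (F1) and \eqref{eq:DT} give $\operatorname{Res}(\gamma\eta)=\operatorname{Res}(\partial_\eta g)=D_\eta\operatorname{Res}g=0$. Suppose $\gamma$ has a pole of order $n\ge1$: $\gamma=u_1^{-n}(\gamma_0+u_1\gamma_1)$ with $0\ne\gamma_0\in\mathbb C[u,u_2,u_3,\dots]$, $\gamma_1\in\mathcal P$. Then $\eta=u_1^{n-1}$ gives $\operatorname{Res}(\gamma\eta)=\gamma_0/u_2\ne0$, a contradiction. So $\gamma\in\mathcal P$, and (F2), (F3) give a polynomial density with variational derivative $\gamma$; the formula in (F3) respects the gradings.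
\end{proof}

\subsection{Coordinates that straighten the Riemann flows}

Put $X_p=D_{H_p^0}$. The equations to be solved have the form $X_p\rho=-\psi_p$ for all $p$, so we want coordinates on the space of jets in which the $X_p$ are simple. Under $u_t=a(u)u_1$ each level of the graph of $u$ moves horizontally with constant speed, so it is natural to use the position as a function of the level. Let $U(y)=\mathcal T(u)=u+\sum_{j\ge2}u_jy^j/j!$, adjoin $u_2^{1/2}$, and define $\beta(z)=\sum_{i\ge1}\beta_iz^i$ by
\[
U(\beta(z))=u+\tfrac12z^2,\qquad\beta_1=u_2^{-1/2}.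
\]
For $i\ge2$ the coefficient of $z^{i+1}$ reads $u_2\beta_1\beta_i+u_{i+1}\beta_1^{i+1}/(i+1)!+\cdots=0$, where the dots are polynomial in $u_2,\dots,u_i,\beta_1,\dots,\beta_{i-1}$. So $\beta_i=-\frac{u_{i+1}}{(i+1)!}u_2^{-1-i/2}+(\text{polynomial in }u_2^{\pm1/2},u_3,\dots,u_i)$, and by triangularity
\[
\mathbb C[u_2^{\pm1/2},u_3,u_4,\dots]=\mathbb C[\beta_1^{\pm1},\beta_2,\beta_3,\dots].
\]
Two properties will be used.
\begin{itemize}
\item[($\beta$1)] The involution $u_2^{1/2}\mapsto-u_2^{1/2}$, whose ring of invariants is $\mathbb C[u_2^{\pm1},u_3,\dots]$, acts by $\beta_i\mapsto(-1)^i\beta_i$, because $\beta(-z)$ is the solution with the opposite sign of $\beta_1$.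
\item[($\beta$2)] $\deg\beta_i=-1$ and $N(\beta_i)=-i/2$, because under $u_j\mapsto\lambda^j\mu u_j$ the series $U(y)$ becomes $\mu U(\lambda y)$ and $\beta(z)$ becomes $\lambda^{-1}\beta(\mu^{-1/2}z)$.
\end{itemize}
With $\eta=au_1$, $a=u^p/p!$, we have $X_pu=0$ and $[\partial\eta/u_2]_{u_1=0}=a(u)$, so \eqref{eq:DT} gives $X_pU=(a(U)-a(u))\,U'$. Applying $X_p$ to $U(\beta(z))=u+z^2/2$ and dividing by $U'(\beta(z))$, we find $\sum_i(X_p\beta_i)z^i=-\big(a(u+\frac{z^2}2)-a(u)\big)$. Expanding in $z^2$,
\begin{equation}\label{eq:X}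
X_p=\sum_{l=1}^p\frac{u^{p-l}}{(p-l)!}\,\partial_l,\qquad\partial_l:=-\frac1{2^l\,l!}\frac\partial{\partial\beta_{2l}},\qquad\text{and conversely}\qquad\partial_l=\sum_{p=1}^l\frac{(-u)^{l-p}}{(l-p)!}X_p .
\end{equation}
The Riemann flows translate the even coordinates and fix the odd ones, which measure the distance $\beta(z)-\beta(-z)$ between the two branches of a level.

\subsection{The construction}

Write $H_p(\theta)=\sum_r\theta^rH_{p,r}$; then \eqref{eq:lax} becomes the recursion \eqref{eq:rec} below.

\begin{proposition}\label{prop:constr}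
Let $m\ge9$. There are $\rho_r\in\mathbb C[u_2,u_3,\dots]$, $r\ge0$, with $\rho_0=u_2^{m-1}$, and polynomial functionals $H_{p,r}$, $p\ge-1$, $r\ge0$, with $H_{p,0}=H_p^0$, such that with $K_r=\int\rho_ru_2/u_1$ and $D_{p,j}=D_{H_{p,j}}$,
\begin{gather}
(r+1)H_{p,r+1}=\sum_{i+j=r}\{K_i,H_{p,j}\},\label{eq:rec}\\
\sum_{i+j=r}D_{p,j}\,\rho_i=0.\label{eq:resid}
\end{gather}
These objects are homogeneous: $\deg H_{p,r}=2mr$, $N(H_{p,r})=p+2+r(m-3)$, and
\[
\deg\rho_r=d_r:=2m(r+1)-2,\qquad N(\rho_r)=n_r:=m-1+r(m-3).
\]
Moreover $H_{-1,r}=H_{0,r}=0$ for $r\ge1$, $\partial_uH_{p,r}=H_{p-1,r}$ for $p\ge0$, and $\sum_{i+j=r}\{H_{p,i},H_{q,j}\}=0$ for all $p,q,r$.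
\end{proposition}

\begin{proof}
We argue by induction on $r$. Assume that $\rho_i$ for $i<r$ and $H_{p,j}$ for $j\le r$ are constructed, with the stated gradings, vanishing and $\partial_u$-recursion, and that \eqref{eq:rec}, \eqref{eq:resid} hold for the indices $0,\dots,r-1$. For any $\rho_r$, the right side of \eqref{eq:rec} has the density $\sum_{i+j=r}\partial_{\xi_{H_{p,j}}}(\rho_iu_2/u_1)$, whose residue is, by \eqref{eq:DT} and \eqref{eq:resrho}, the left side of \eqref{eq:resid}. So by Lemma~\ref{lem:res} it suffices to solve \eqref{eq:resid}, that is,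
\begin{equation}\label{eq:solve}
X_p\rho_r=-\psi_p\quad\text{for all }p,\qquad\psi_p:=\sum_{i<r}D_{p,r-i}\,\rho_i\in\mathcal G .
\end{equation}
For $p=-1,0$ both sides vanish. For $r=0$ we have $\psi_p=0$, and $\rho_0=\beta_1^{-2(m-1)}$ is killed by all $X_p$. Let $r\ge1$. As the $X_p$ commute, \eqref{eq:solve} requires $X_p\psi_q=X_q\psi_p$; this comes from the commutativity obtained so far.

\emph{Commutativity.} Let $C_n=\sum_{i+j=n}\{H_{p,i},H_{q,j}\}$ for $n\le r$. We have $C_0=\int\frac{u^{p+1}}{(p+1)!}\frac{u^q}{q!}u_1=0$. For $n<r$, write $(n+1)C_{n+1}=\sum_{i+j=n+1}\big(\{iH_{p,i},H_{q,j}\}+\{H_{p,i},jH_{q,j}\}\big)$; then \eqref{eq:rec} and the Jacobi identity give $(n+1)C_{n+1}=\sum_{i\le n}\{K_i,C_{n-i}\}$. So $C_n=0$ for $n\le r$. Put $\eta_p=\sum_{j\le r}\theta^j\xi_{H_{p,j}}$. Then $[\partial_{\eta_p},\partial_{\eta_q}]=O(\theta^{r+1})$. Since $\partial_\eta$ commutes with $\partial$, the commutator $[V_{\eta_p},V_{\eta_q}]$ is of the form $f\partial$ modulo $\theta^{r+1}$; it kills $u_1$, so $fu_2=0$ and $f=0$. Thus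 $D_p(\theta)=\sum_{j\le r}\theta^jD_{p,j}$ satisfy $[D_p(\theta),D_q(\theta)]=O(\theta^{r+1})$.

\emph{Compatibility.} Let $R=\sum_{i<r}\theta^i\rho_i$. By \eqref{eq:resid} for the indices below $r$, $D_p(\theta)R=\theta^r\psi_p+O(\theta^{r+1})$. The coefficient of $\theta^r$ in $[D_p(\theta),D_q(\theta)]R$ is $X_p\psi_q-X_q\psi_p$, which therefore vanishes.

\emph{Removing $u$.} From $[\partial_u,D_G]=D_{\partial_uG}$ and $\partial_u\rho_i=0$ we get $\partial_u\psi_p=\psi_{p-1}$ for $p\ge1$, and $\psi_0=0$. Define $\hat\psi_l$, $l\ge1$, by $\sum_l\hat\psi_lt^l=e^{-ut}\sum_{p\ge1}\psi_pt^p$, in parallel with \eqref{eq:X}. The series $\Psi=\sum_{p\ge1}\psi_pt^p$ satisfies $\partial_u\Psi=t\Psi$, so $\partial_u\hat\psi_l=0$ and $\hat\psi_l\in\mathbb C[u_2^{\pm1},u_3,\dots]$. Since $X_pu=0$, compatibility and \eqref{eq:X} give $\partial_l\hat\psi_k=\partial_k\hat\psi_l$, and \eqref{eq:solve} for a $u$-independent $\rho_r$ is equivalent to $\partial_l\rho_r=-\hat\psi_l$ for all $l\ge1$.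

\emph{Finiteness.} Adding the shifts of $D_{p,r-i}$ to the degrees of $\rho_i$ gives $\deg\psi_p=d_r+1$, $N(\psi_p)=n_r+p$, hence $\deg\hat\psi_l=d_r+1$, $N(\hat\psi_l)=n_r+l$. A monomial $\prod_{j\ge2}u_j^{e_j}$ of $\mathbb C[u_2^{\pm1},u_3,\dots]$ has $\deg-2N=\sum_{j\ge3}(j-2)e_j\ge0$, while $d_r-2n_r=6r$. So $\hat\psi_l$ has $\deg-2N=6r+1-2l$ and vanishes for $l>3r$.

\emph{Solution.} The finite sum $\sum_l2^ll!\,\hat\psi_l\,d\beta_{2l}$ is a closed $1$-form in the variables $\beta_2,\beta_4,\dots$, polynomial in them, with the odd $\beta_i$ as parameters. By the Poincar\'e lemma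
\[
\rho_r:=\int_0^1\sum_l2^ll!\,\beta_{2l}\;\hat\psi_l(\beta_{\mathrm{odd}},t\beta_{\mathrm{even}})\,dt
\]
satisfies $\partial\rho_r/\partial\beta_{2l}=2^ll!\,\hat\psi_l$, that is, $\partial_l\rho_r=-\hat\psi_l$. The integral multiplies each monomial in the $\beta_i$ by a number. Since the $\hat\psi_l$ and $\beta_{2l}$ are invariant under the involution ($\beta$1), so is $\rho_r$, and $\rho_r\in\mathbb C[u_2^{\pm1},u_3,\dots]$. By ($\beta$2), $\deg\rho_r=d_r+1-1$ and $N(\rho_r)=n_r+l-l$.

\emph{No pole in $u_2$.} This is the only place where $m\ge9$ is used. For a monomial $\prod u_j^{e_j}$ of $\rho_r$ we have $\sum_{j\ge3}e_j\le\sum_{j\ge3}(j-2)e_j=6r$, so $e_2\ge n_r-6r=m-1+r(m-9)\ge0$.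

Thus $K_r$ is defined and \eqref{eq:rec} defines polynomial functionals $H_{p,r+1}$. As $\deg K_i=d_i+1$ and $N(K_i)=n_i$, each term of \eqref{eq:rec} has degree $d_i+2+2mj=2m(r+1)$ and $N=n_i+p+j(m-3)=p+2+(r+1)(m-3)$. Since $\partial_uK_i=0$, applying $\partial_u$ to \eqref{eq:rec} gives $\partial_uH_{p,r+1}=H_{p-1,r+1}$. Finally $H_{-1,r+1}=0$ because $\xi_{H_{-1}^0}=0$, and $H_{0,r+1}=0$ because $\{K_r,H^0_0\}=\int\partial(\rho_ru_2/u_1)=0$.
\end{proof}

All steps are defined over $\mathbb Q$. Put $H_p=\sum_r\epsilon^{2mr}H_{p,r}$. By Proposition~\ref{prop:constr} and Lemma~\ref{lem:build}, $P=\partial$ and $h_{p-1}=\delta H_p$ define a deformation $\mathcal D_m$, and $H_{1,1}=(3m-2)\int u_2^m$ by \eqref{eq:first}.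

\subsection{Proof of Theorem~\ref{thm:counter}}

Since $N(H_{1,r})=3+r(m-3)\ge3$, the density $h_0=\delta H_1$ has no linear term, so $\omega=0$ for $\mathcal D_m$. By Lemmas~\ref{lem:inv} and~\ref{lem:hodgedisp}, a deformation equivalent to a Hodge hierarchy has $a_0\neq0$. Hence $\mathcal D_m$ is not equivalent to any of them.

The remaining claims follow from one statement: \emph{if $\mathcal D'$ is a deformation in a variable $w$ with $P=\partial$ and $H_1'=H_1^0+O(\epsilon^{2m+1})$, then no normal transformation maps $\mathcal D'$ to $\mathcal D_m$.} Indeed, the hypothesis is stable under rescaling of $\epsilon$, and it holds for the Riemann hierarchy and for $\mathcal D_{m'}$ with $m'>m$.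

Suppose that $u=w+\epsilon^2\partial^2F$ maps $\mathcal D'$ to $\mathcal D_m$. Then $L\partial L^*=\partial$ and $H_1[u(w)]=H_1'[w]$. Let $k\ge2$ be the lowest order with $\partial^2F_{k-2}\ne0$. If $k>2m$, or if there is no such $k$, the order $\epsilon^{2m}$ gives $H_{1,1}=0$, which is false since $u_2^m$ is normal. So $k\le2m$. Put $\gamma=\partial F_{k-2}\neq0$, so that $L=1+\epsilon^k\partial\gamma'+\cdots$. The order $\epsilon^k$ of $L\partial L^*=\partial$ is $\partial(\gamma'-\gamma'^*)\partial=0$; by (F3), $\gamma=\delta A$ with $A\ne0$ of degree $k-1\ge1$ and density in $\mathcal A$. Then $H_1^0[u(w)]=H_1^0+\epsilon^k\{H_1^0,A\}+O(\epsilon^{k+1})$. If $k<2m$, we obtain $\{A,H_1^0\}=0$, against Lemma~\ref{lem:rigid}. If $k=2m$, we obtain $\{A,H_1^0\}=(3m-2)\int w_2^m$. By Lemma~\ref{lem:rigid} the normal density of $A$ has highest variable $w_2$ and contains $w_2^m$, so its degree is at least $2m$; but $\deg A=2m-1$. This contradiction, which reflects the factor $u_1^{-1}$ in $K_0$, completes the proof. \qed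

\section{Reduction of Theorem~\ref{thm:class} to infinitesimal deformations of KdV}\label{sec:reduction}

\subsection{Normal form}

We use the triviality theorem for deformations of the operator $\partial$ \cite{Getzler,DMS}: \emph{if $P=\partial+\sum_{k\ge1}\epsilon^kP^{[k]}$ is a Hamiltonian operator, with $P^{[k]}$ homogeneous of degree $k+1$ with differential polynomial coefficients, then there is a change of variable $w=y+\sum_{k\ge1}\epsilon^kM_k(y;y_1,\dots)$, with $M_k$ differential polynomials of degree $k$, such that $P$ becomes $\partial$ in the coordinate $y$.} This change of variable need not be normal. It is, however, unique only up to canonical transformations, and condition (ii) allows us to use this freedom to make it normal.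

\begin{lemma}\label{lem:nf}
Every deformation is mapped by a normal transformation to one with $P=\partial$. A deformation with $P=\partial$ has $h_{p-1}=\delta H_p$, $\partial_uH_p=H_{p-1}$, $H_0=\int u^2/2$ and
\[
H_1=\int\frac{u^3}6+\sum_{k\ge2}\epsilon^k\int f_k(u_1,u_2,\dots)
\]
with $f_k$ normal of degree $k$ and independent of $u$. All $H_p^{[k]}$ are polynomial, and $H_p$ is the only series $H_p^0+O(\epsilon)$, with $\epsilon^k$-coefficient of degree $k$, that commutes with $H_1$.
\end{lemma}

\begin{proof}
Let $y$ be any coordinate as in the triviality theorem. As $\int w$ is a Casimir, $\partial\,\delta_y\int w=0$, so $\delta_yM_k$ is constant; having degree $k\ge1$, it vanishes, and $M_k=\partial g_k$ with $\deg g_k=k-1$. Suppose that $w=y+\sum_{2\le j<k}\epsilon^j\partial^2F_{j-2}+\epsilon^k\partial g_k+O(\epsilon^{k+1})$. Let $B=\int b$, where $b$ is obtained from $g_k$ by integrating its coefficients in $y$; then $\int\delta B=\partial_yB=\int g_k$, and $\delta B=g_1$ if $k=1$. By Lemma~\ref{lem:canon}(a), $P=\partial$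 also in the coordinate $\tilde y=e^{\epsilon^k\partial_{\xi_B}}y=y+\epsilon^k\partial\,\delta B+O(\epsilon^{k+1})$. In this coordinate the terms of order $<k$ keep their form and the term of order $k$ is $\partial(g_k-\delta B)$. It is $0$ for $k=1$; for $k\ge2$ Lemma~\ref{lem:normal} gives $g_k-\delta B=\partial F_{k-2}$. The process converges $\epsilon$-adically to a coordinate $u$ with $w=u+\epsilon^2\partial^2F$ and $P=\partial$, and $w\mapsto u$ is normal.

Let now $P=\partial$. Conditions (iii) and (iv) with $p=0$ give $\partial h_{q-1}=u_{t_q}=\partial\,\delta H_q$. The terms of order $\epsilon^0$ of $h_{q-1}$ and $\delta H_q$ agree and the others have positive degree, so $h_{q-1}=\delta H_q$. Then $\partial_uH_q=\int\delta H_q=H_{q-1}$, and $\delta H_0=u$ gives $H_0$. For $k\ge1$, $\partial_u^pH_p^{[k]}=H_0^{[k]}=0$, so by Lemma~\ref{lem:normal} the normal density of $H_p^{[k]}$ is a polynomial in $u$ of degree $<p$. There is no normal monomial of degree $1$. Finally, if $G=O(\epsilon)$ commutes with $H_1$, its lowest term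 commutes with $H_1^0$ and vanishes by Lemma~\ref{lem:rigid}.
\end{proof}

We say that a deformation with $P=\partial$ is \emph{in normal form}. The normal monomials with two factors are the $u_n^2$, and $\delta\int u_n^2=2(-1)^nu_{2n}$. So in normal form $\varphi_{2n}$ is $2(-1)^n$ times the coefficient of $\epsilon^{2n}u_n^2$ in $H_1$, and $\varphi_j=0$ for odd $j$. By Lemma~\ref{lem:inv},
\begin{equation}\label{eq:odd}
\varphi_j=0\ \text{ for odd $j$, for every deformation.}
\end{equation}
In particular $f_2=-\frac12a_0u_1^2$.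

\subsection{Weights}

Let $a_0=\frac1{12}$. We want to regard the deformation as a perturbation of KdV rather than of the Riemann hierarchy, so we need a grading in which $u^3$ and $\epsilon^2u_1^2$ are on the same footing: $\operatorname{wt}u_j=1$, $\operatorname{wt}\epsilon=\frac12$. A term of order $\epsilon^j$ with $N$ factors has $\operatorname{wt}=N+\frac j2$, and the bracket lowers the sum of the values of $\operatorname{wt}$ by $2$. The \emph{weight-$d$ part} $H_{p,d}$ of $H_p$, $d\in\frac12\mathbb Z$, is its component with $\operatorname{wt}=p+2+d$. It is a finite sum.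

\begin{lemma}\label{lem:kdv}
There is a unique deformation in normal form with $H_1=I_1:=\int\big(\frac{u^3}6-\frac{\epsilon^2}{24}u_1^2\big)$; its Hamiltonians $I_p$ are homogeneous with $\operatorname{wt}I_p=p+2$. For every deformation in normal form with $a_0=\frac1{12}$, $H_{p,d}=0$ for $d<0$ and $H_{p,0}=I_p$.
\end{lemma}

\begin{proof}
Take a deformation in normal form with $a_0=\frac1{12}$; there is one by Lemmas~\ref{lem:hodgedisp}, \ref{lem:inv} and~\ref{lem:nf}. A monomial of $f_k$ has $N\ge2$ and $k\ge2$, so its weight $\frac k2+N-3$ is $\ge0$, with equality only for $\epsilon^2u_1^2$. Thus $H_1=I_1+(\text{positive weights})$. The weights in $H_p$ are bounded below by $-p-2$, and the part of lowest weight commutes with $I_1$. If this weight were negative, that part would be $O(\epsilon)$, and its lowest term in $\epsilon$ would commute with $H^0_1$, against Lemma~\ref{lem:rigid}. So the weights are $\ge0$. The $H_{p,0}$ then commute and satisfy $\partial_uH_{p,0}=H_{p-1,0}$, so they define a deformation by Lemma~\ref{lem:build}.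 Uniqueness is the last sentence of Lemma~\ref{lem:nf}.
\end{proof}

We call $(I_p)$ the \emph{KdV hierarchy}. If two deformations agree in weights below $d$, the difference of their weight-$d$ parts solves the linearization of $\{H_p,H_q\}=0$ at KdV.

\begin{definition}\label{def:closed}
Let $d\in\frac12\mathbb Z$, $d>0$. A \emph{closed family of weight $d$} is a sequence $\eta=(\eta_p)_{p\ge0}$ of polynomial functionals $\eta_p=\sum_j\epsilon^j\eta_p^{[j]}$, with $\deg\eta_p^{[j]}=j$ and $\operatorname{wt}\eta_p=p+2+d$, such that $\eta_0=0$ and $\{\eta_p,I_q\}=\{\eta_q,I_p\}$ for all $p,q$. It is \emph{tau-symmetric} if $\partial_u\eta_p=\eta_{p-1}$ for $p\ge1$. A \emph{generator of weight $d$} is a polynomial functional $A=\sum_{j\geq2}\epsilon^jA_j$ with $\deg A_j=j-1$, $\operatorname{wt}A=d+2$ and $\partial_uA=0$.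
\end{definition}

For a generator $A$ the family $\{A,I_p\}$ is closed by the Jacobi identity, it vanishes for $p=0$, and it is tau-symmetric since $\partial_u\{A,I_p\}=\{A,I_{p-1}\}$. We denote by $G^{(N)}$ the part of $G$ with $N$ factors. Its order in $\epsilon$ is determined by the weight:
\begin{equation}\label{eq:degs}
\deg\eta_p^{(N)}=2(d+p+2-N),\qquad\deg A^{(N)}=2(d+2-N)-1 .
\end{equation}
In particular $\eta_p^{(N)}=0$ for $N\le1$, and $\eta_p^{(2)}=0$ if $d\notin\mathbb Z$, since quadratic functionals have even degree. For the same reason one may give $\epsilon$ any nonzero numerical value in a weight-homogeneous identity.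

\begin{proposition}\label{prop:inf}
Let $\eta$ be a tau-symmetric closed family of weight $d>0$.
\begin{itemize}
\item[(A)] If $\eta_1^{(2)}=0$, then $\eta_p=\{A,I_p\}$ for all $p$, for some generator $A$ of weight $d$.
\item[(B)] If $d$ is an even integer, then $\eta_1^{(2)}=0$.
\end{itemize}
\end{proposition}

\begin{proposition}\label{prop:hodge}
For the Hodge hierarchy and $k\ge1$, $\varphi_{4k}(s)=c_ks_k+(\text{polynomial in }s_1,\dots,s_{k-1})$ with
\[
c_k=4k\,\frac{B_{2k}}{(2k)!}\,\frac1{4^{2k}(4k+1)!!}\ne0,
\]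
where $B_{2k}$ are the Bernoulli numbers.
\end{proposition}

\subsection{Weights up to $2$}\label{sec:low}

Here Proposition~\ref{prop:inf} can be seen by hand. As $\partial_u\eta_1=0$, the functional $\eta_1$ has a normal density independent of $u$, and \eqref{eq:degs} leaves few monomials. Also $\eta_1$ determines $\eta$: if $\eta_1=0$, then $\{\eta_p,I_1\}=0$; the $\epsilon^0$-term of $\eta_p$ is a multiple of $\int u^{p+2+d}$ and vanishes by induction on $p$ from $\partial_u\eta_p=\eta_{p-1}$, and the other terms vanish by Lemma~\ref{lem:rigid}.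

For $d=\frac12$ there is no admissible monomial. For $d=1$ only $\epsilon^4u_2^2$ is admissible; this is the place of $\varphi_4$. For $d=\frac32$ only $\epsilon^3u_1^3$ is admissible, and it comes from a generator: $\{\epsilon^3\int u_1^2,I_1\}=\epsilon^3\int u_1^3$ by \eqref{eq:LG}. For $d=2$ only $\epsilon^6u_3^2$ is admissible (for $N=3$ the degree is $4$, and $u_1^2u_2$ is not normal). We show that its coefficient vanishes.

\begin{proof}[Proof of Proposition~\ref{prop:inf}(B) for $d=2$]
Put $\epsilon^2=12$, so that $I_1=\int\big(\frac{u^3}6-\frac{u_1^2}2\big)$ has the flow $uu_1+u_3$. For functions $f,v$, with subscripts denoting $x$-derivatives, integration by parts gives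
\begin{equation}\label{eq:ibp}
\int fvv_1=-\tfrac12\int f_1v^2,\qquad\int fvv_2=\int\big(\tfrac12f_2v^2-fv_1^2\big),\qquad\int fvv_3=\int\big(\tfrac32f_1v_1^2-\tfrac12f_3v^2\big).
\end{equation}
From $\partial_uI_2=I_1$ and the weight, $I_2=\int\big(\frac{u^4}{24}-\frac{uu_1^2}2+cu_2^2\big)$. The cubic part of $\{I_2,I_1\}=0$ is $(5c-\frac32)\int u_1u_2^2=0$ by \eqref{eq:LG} and \eqref{eq:ibp}, so $c=\frac3{10}$. The flow of $I_2$ is $\frac12u^2u_1+(2u_1u_2+uu_3)+\frac35u_5$. Let $\eta_1=b\int u_3^2$. From $\partial_u\eta_2=\eta_1$ and \eqref{eq:degs},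
\[
\eta_2=\int\big(b\,uu_3^2+\alpha u_2^3+\beta u_1^4+\gamma u_4^2\big).
\]
We write out $\{\eta_1,I_2\}=\{\eta_2,I_1\}$ by number of factors; $\equiv$ is equality modulo total derivatives.

$N=5$. Only $\beta u_1^4$ along $uu_1$ contributes: $3\beta\int u_1^5=0$, so $\beta=0$.

$N=4$. Along $au_1$ with $a=\frac12u^2$, the density $u_3^2$ varies by
\[
2u_3(au_4+3a_1u_3+3a_2u_2+a_3u_1)\equiv7uu_1u_3^2+12u_1^2u_2u_3+6uu_2^2u_3\equiv7uu_1u_3^2-14u_1u_2^3,
\]
where $a_i=\partial^ia$. Along $uu_1$, formula \eqref{eq:LG} gives $uu_3^2\mapsto7uu_1u_3^2+6uu_2^2u_3\equiv7uu_1u_3^2-2u_1u_2^3$ and $u_2^3\mapsto8u_1u_2^3$. Hence $-14b=-2b+8\alpha$, $\alpha=-\frac32b$.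

$N=3$. By \eqref{eq:ibp} with $v=u_3$: $uu_3u_6\equiv\frac32u_1u_4^2-\frac12u_3^3$, $u_1u_3u_5\equiv\frac12u_3^3-u_1u_4^2$, $u_2u_3u_4\equiv-\frac12u_3^3$. Along $2u_1u_2+uu_3$ the density $u_3^2$ varies by
\[
4u_3(u_1u_5+4u_2u_4+3u_3^2)+2u_3(uu_6+3u_1u_5+3u_2u_4+u_3^2)\equiv7u_3^3-7u_1u_4^2 .
\]
Along $u_3$: $uu_3^2\mapsto u_3^3+2uu_3u_6\equiv3u_1u_4^2$ and $u_2^3\mapsto3u_2^2u_5\equiv-6u_2u_3u_4\equiv3u_3^3$. Along $uu_1$: $u_4^2\mapsto9u_1u_4^2+20u_2u_3u_4\equiv9u_1u_4^2-10u_3^3$. Comparing the normal monomials, $-7b=3b+9\gamma$ and $7b=3\alpha-10\gamma$. So $\big(7+\frac92-\frac{100}9\big)b=\frac7{18}b=0$.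
\end{proof}

\subsection{Proof of Theorem~\ref{thm:class} from Propositions~\ref{prop:inf} and~\ref{prop:hodge}}

\emph{Claim. Let $\mathcal D,\mathcal D'$ be deformations with $a_0=\frac1{12}$ and $\varphi_{4k}=\varphi'_{4k}$ for all $k\ge1$. Then a normal transformation maps $\mathcal D$ to $\mathcal D'$.}

By Lemmas~\ref{lem:nf} and~\ref{lem:inv} we may assume that both are in normal form; by Lemma~\ref{lem:kdv} they agree in weight $0$. Suppose they agree in all weights $<d$. Subtracting the weight-$d$ parts of $\{H_p,H_q\}=0$ and $\{H'_p,H'_q\}=0$, we see that $\eta_p=H'_{p,d}-H_{p,d}$ is a closed family of weight $d$; it is tau-symmetric by Lemma~\ref{lem:nf}. For $d\in\mathbb Z$ the quadratic part $\eta_1^{(2)}$ is a multiple of $(\varphi'_{2d+2}-\varphi_{2d+2})\,\epsilon^{2d+2}\int u_{d+1}^2$. It vanishes by hypothesis if $d=2k-1$ is odd, by (B) if $d$ is even, and by parity if $d\notin\mathbb Z$. By (A), $\eta_p=\{A,I_p\}$. By Lemma~\ref{lem:canon}, $u\mapsto e^{\partial_{\xi_A}}u$ is a normal transformation, the image of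 $\mathcal D$ is again in normal form, and its Hamiltonians $H_p+\{A,H_p\}+\cdots$ agree with $H'_p$ in all weights $\le d$. The dispersion relation is unchanged, so the hypothesis persists and we pass to $d+\frac12$. A term of $A$ of order $\epsilon^j$ with $N$ factors has $N\le j-1$, because its normal density is independent of $u$; with $d=\frac j2+N-2$ this gives $j\ge(2d+6)/3$. Hence the infinite composition converges $\epsilon$-adically to a normal transformation. Each $H_p^{[k]}$ involves finitely many weights, so the limit has Hamiltonians $H'_p$, and its densities are $\delta H'_p$. This proves the claim.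

If $\mathcal D$ is equivalent to a Hodge hierarchy, then $a_0\ne0$ by Lemmas~\ref{lem:inv} and~\ref{lem:hodgedisp}. Conversely, let $a_0\ne0$ and rescale $\epsilon$ so that $a_0=\frac1{12}$. By Proposition~\ref{prop:hodge} the equations $\varphi_{4k}(s)=\varphi_{4k}(\mathcal D)$, $k\ge1$, are triangular and have a unique solution $s$, and the claim gives the equivalence. An equivalence between two deformations with $a_0=\frac1{12}$ involves a rescaling with $c^2=1$, which preserves $\omega$ by \eqref{eq:odd}; so such deformations have the same $\omega$. This gives the uniqueness of $s$ and one direction of the last statement of the theorem; the other direction is the claim. \qed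

\section{Symbols}\label{sec:symbols}

In Sections~\ref{sec:symbols}--\ref{sec:B} we put $\epsilon=2$, so that $I_1=\int\frac16(u^3-u_1^2)$. We pass to Fourier variables, in which the bracket with the quadratic part of $I_p$ becomes a multiplication. This is where $a_0\ne0$ enters: the closedness equations can be solved by division, and Proposition~\ref{prop:inf} becomes a question of divisibility of polynomials.

\subsection{The dictionary}

The \emph{symbol} of $u_{j_1}\cdots u_{j_N}$ is $\operatorname{Sym}k_1^{j_1}\cdots k_N^{j_N}$, where $\operatorname{Sym}$ is the average over $S_N$. This identifies $N$-linear elements of $\mathcal P$ with symmetric polynomials in $k_1,\dots,k_N$, and $\partial$ with multiplication by $e_1=\sum k_i$. Let $e_n$ and $p_n$ be the elementary symmetric polynomials and power sums. For $N\ge1$, $\ker\delta=\operatorname{im}\partial$, so $N$-linear functionals correspond to symmetric polynomials on the hyperplane $e_1=0$, that is, to elements of $R_N=\mathbb C[e_2,\dots,e_N]$. We do not distinguish a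 functional from its symbol. For an index set $J$ write $k_J=(k_j)_{j\in J}$ and $\bar k_J=\sum_{j\in J}k_j$. For $c\in R_N$:
\begin{itemize}
\item[(S1)] $\partial_uc=N\,c(k_1,\dots,k_{N-1},0)$. Setting $k_N=0$ is the map $R_N\to R_{N-1}$ that kills $e_N$, so $\partial_uc=0$ if and only if $e_N\mid c$.
\item[(S2)] $\delta c$ has the symbol $N\,c(k_J,-\bar k_J)$, $|J|=N-1$, and $\xi_c$ has the symbol $N\,\bar k_J\,c(k_J,-\bar k_J)$.
\item[(S3)] If $\xi$ has the symbol $x(k_J)$ and $g$ has the symbol $\operatorname{Sym}\tilde g$, then the symbol of $\partial_\xi g$ is $\operatorname{Sym}$ of the sum, over the slots of $\tilde g$, of $\tilde g$ with $\bar k_J$ inserted in that slot, times $x(k_J)$. Hence for $c\in R_M$, $c'\in R_{M'}$,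
\begin{equation}\label{eq:symbr}
\{c,c'\}=\operatorname{Sym}\big[MM'\,c(k_I,\bar k_J)\;\bar k_J\;c'(k_J,-\bar k_J)\big],\qquad|I|=M-1,\quad|J|=M'-1 .
\end{equation}
\item[(S4)] A quadratic functional is an even polynomial $Q(k)=c'(k,-k)$. Its \emph{frequency} is the odd polynomial $\nu=2kQ$, its flow is $\nu(\partial)u$, and $\{c,Q\}=c\,\sigma[\nu]$, where $\sigma[\nu]:=\sum_{i=1}^N\nu(k_i)$.
\end{itemize}
Formula \eqref{eq:symbr} makes sense when $c$ is a symmetric rational function on the hyperplane, and for polynomial homogeneous $H,H'$ the identity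
\begin{equation}\label{eq:jac}
\{\{c,H\},H'\}-\{\{c,H'\},H\}=\{c,\{H,H'\}\}
\end{equation}
remains true. Indeed, at a generic point it is a finite linear relation among values of $c$, with coefficients independent of $c$, and it holds for all symmetric polynomials. These separate $S_M$-orbits, so the total coefficient of each orbit vanishes, and the relation holds for any symmetric function.

For $N=3$, at $(k,-k-h,h)$ we have $e_3=-k^2h+O(h^2)$ and, for an odd polynomial $\nu$ with $\nu'(0)=0$, $\sigma[\nu]=-\nu'(k)h+O(h^2)$. Such a $\sigma[\nu]$ is divisible by $e_3$, and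
\begin{equation}\label{eq:lim}
\frac{\sigma[\nu]}{e_3}(k,-k,0)=\frac{\nu'(k)}{k^2}.
\end{equation}

\subsection{Quadratic and cubic terms}

Let $\omega_p$ be the frequency of $I_p^{(2)}$, $\sigma_p=\sigma[\omega_p]$, and $c_p=I_p^{(3)}$. The parts $I_p^{(N)}$ with $N\le1$ vanish. We have $\omega_0=k$, $\omega_1=k^3/3$, $c_1=\frac16$, and $\sigma_1=p_3/3=e_3$ for every $N$ by Newton's identities with $e_1=0$. The cubic part of $\{I_p,I_1\}=0$ is $c_p\sigma_1-c_1\sigma_p=0$, so $c_p=\sigma_p/(6e_3)$. By (S1) and \eqref{eq:lim}, the relation $\partial_uI_p^{(3)}=I_{p-1}^{(2)}$ reads $\omega_p'/(2k^2)=\omega_{p-1}/(2k)$. As $\omega_p$ is homogeneous of degree $2p+1$,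
\begin{equation}\label{eq:omega}
\omega_p=\frac{k^{2p+1}}{(2p+1)!!},\qquad\frac{\omega_p'}k=\omega_{p-1},\qquad3c_p(k,-k,0)=\frac{\omega_{p-1}}{2k}\qquad(p\ge1).
\end{equation}

\begin{lemma}\label{lem:cubic}
Let $\eta$ be a closed family of weight $d$ with $\eta_1^{(2)}=0$ and $\partial_u\eta_p^{(3)}=\eta_{p-1}^{(2)}$ for $p\ge1$. Then $\eta_p^{(2)}=0$ and $\eta_p^{(3)}=g_3\sigma_p$ for all $p$, with $g_3\in R_3$ of degree $2d-3$. If $d\in\mathbb Z$, then $e_3\mid g_3$.
\end{lemma}

\begin{proof}
Since $\partial_u\eta_1^{(3)}=0$, the quotient $g_3=\eta_1^{(3)}/e_3$ is a polynomial. Let $\nu_p$ be the frequency of $\eta_p^{(2)}$, homogeneous of degree $2p+2d+1$. The cubic part of $\{\eta_p,I_1\}=\{\eta_1,I_p\}$ is $\eta_p^{(3)}e_3-\frac16\sigma[\nu_p]=\eta_1^{(3)}\sigma_p$, so $\eta_p^{(3)}=\sigma[\nu_p]/(6e_3)+g_3\sigma_p$. At $(k,-k,0)$ the factor $\sigma_p$ vanishes, and (S1) with \eqref{eq:lim} gives $\nu_p'=k\nu_{p-1}$. As $\nu_1=0$, all $\nu_p$ vanish. If $d\in\mathbb Z$, then $g_3\in\mathbb C[e_2,e_3]$ has odd degree.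
\end{proof}

\subsection{Quartic terms are controlled by quintic terms}

Suppose that $\eta^{(M)}=0$ for $M<N$. Closedness gives $\eta_p^{(N)}\sigma_q=\eta_q^{(N)}\sigma_p$, and we would like to conclude that $\sigma_1\mid\eta_1^{(N)}$. For $N\ge5$ this will follow because $\sigma_1$ and $\sigma_2$ are coprime. For $N=4$ we have
\[
\sigma_1=e_3=-(k_1+k_2)(k_1+k_3)(k_2+k_3),
\]
and every $\sigma_p$ vanishes on the resonant set $k_1+k_2=0=k_3+k_4$, so the quartic equation says nothing about the values of $\eta_1^{(4)}$ there. These values are constrained by the quintic equation near the point $(k,-k,l,-l,0)$, where (S1) relates $\eta_1^{(5)}$ to $\partial_u\eta_1$.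

\begin{lemma}\label{lem:quartic}
Let $\eta$ be a closed family with $\eta_p^{(N)}=0$ for $N\le3$ and all $p$, and suppose that $r:=\eta_1^{(4)}$ is divisible by $e_4$. Put $W(k,l)=kl\,r(k,-k,l,-l)$ and $T(k,l)=5\,\eta_1^{(5)}(k,-k,l,-l,0)$. Then
\begin{equation}\label{eq:WT}
\frac{W_k}k+\frac{W_l}l=kl\,T .
\end{equation}
Consequently: \emph{(a)} if $T=0$, then $W=0$; \emph{(b)} if $kl\,T=\sum_{i,j\ge0}z_{ij}\,\omega_i(k)\omega_j(l)$, then $\sum_{i+j=n}(-1)^iz_{ij}=0$ for every $n$.
\end{lemma}

\begin{proof}
\emph{Step 1: subtracting a rational generator.} Let $g=r/e_3$, a rational symbol; then $\eta_p^{(4)}=g\sigma_p=\{g,I_p^{(2)}\}$. Put $\zeta_p=\eta_p^{(5)}-\{g,I_p^{(3)}\}$. The quintic part of closedness is $\eta_p^{(5)}\sigma_q+\{\eta_p^{(4)},I_q^{(3)}\}=\eta_q^{(5)}\sigma_p+\{\eta_q^{(4)},I_p^{(3)}\}$. Substituting and applying \eqref{eq:jac} twice,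
\[
\zeta_p\sigma_q-\zeta_q\sigma_p=-\big\{g,\{I_p^{(2)},I_q^{(3)}\}+\{I_p^{(3)},I_q^{(2)}\}\big\}=0 .
\]

\emph{Step 2: divisibility by $\sigma_1$.} Fix $k,l$ with $kl(k^2-l^2)\ne0$ and consider
\[
(k_1,\dots,k_5)=(k,\,-k+\lambda,\,l,\,-l+\mu,\,h),\qquad h=-\lambda-\mu,
\]
in the ring of germs at $\lambda=\mu=0$; $O(n)$ denotes a germ vanishing to order $n$. In \eqref{eq:symbr} the factor $g(k_I,\bar k_J)$, $|I|=3$, has the denominator $\prod_{a<b\in I}(k_a+k_b)$, which is $\lambda$ times a unit if $I\supset\{1,2\}$, $\mu$ times a unit if $I\supset\{3,4\}$, and a unit otherwise. So $Z_p=\lambda\mu\zeta_p$ is a regular germ, and $Z_1\sigma_2=Z_2\sigma_1$. We have $\sigma_1=k^2\lambda+l^2\mu+O(2)$ and $\sigma_2=\frac13(k^4\lambda+l^4\mu)+O(2)$. The germ $\sigma_1$ is prime since its linear part is nonzero, and it does not divide $\sigma_2$ since the linear parts are not proportional. Hence $Z_1=M\sigma_1$ with $M$ regular.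

\emph{Step 3: the quadratic part of $Z_1$.} As $c_1=\frac16$, formula \eqref{eq:symbr} gives $\{g,I_1^{(3)}\}=\frac15\sum_{|J|=2}\bar k_J\,g(k_I,\bar k_J)$, a sum of ten terms. Let $S(k,q)=r(k,-k,q,-q)/(k^2-q^2)$; then $S(q,k)=-S(k,q)$, and since $e_3(k,-k+\lambda,q,-q-\lambda)=-\lambda(q+k)(q-k+\lambda)$,
\[
g(k,-k+\lambda,q,-q-\lambda)=S(k,q)/\lambda+R(q,\lambda)
\]
with $R$ regular near $(l,0)$. Below $S=S(k,l)$.

For $J=\{3,5\}$ we have $\bar k_J=l+h$ and $q=l+h$; for $J=\{4,5\}$ we have $\bar k_J=-l-\lambda$ and $q=l$. The two terms add up to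
\[
\frac{(l+h)S(k,l+h)-(l+\lambda)S(k,l)}\lambda+\big[(l+h)R(l+h,\lambda)-(l+\lambda)R(l,\lambda)\big]=\frac{h\,(lS)_l-\lambda S+O(2)}\lambda+O(1).
\]
Exchanging $(k,\lambda)$ with $(l,\mu)$ and using the antisymmetry of $S$, the terms $J=\{1,5\},\{2,5\}$ add up to $\mu^{-1}\big(-h\,(kS)_k+\mu S+O(2)\big)+O(1)$. In the other six terms $5\in I$, so $r(k_I,\bar k_J)$ is divisible by $h\,\bar k_J$; here $e_4\mid r$ is used. For $J=\{1,2\}$ the term is $h\lambda^2/\mu$ times a regular germ, for $J=\{3,4\}$ it is $h\mu^2/\lambda$ times a regular germ, and for the four mixed $J$ it is $h$ times a regular germ. Multiplying by $\lambda\mu$, the terms $\mp\lambda\mu S$ cancel, and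
\[
Z_1=\tfrac15\Big(\lambda\mu\,T-(\lambda+\mu)\big[\lambda(kS)_k-\mu(lS)_l\big]\Big)+O(3).
\]

\emph{Step 4.} As $Z_1=O(2)$, we have $5M=m_1\lambda+m_2\mu+O(2)$. Comparing the coefficients of $\lambda^2,\mu^2,\lambda\mu$ in $5Z_1=5M\sigma_1$ gives $m_1k^2=-(kS)_k$, $m_2l^2=(lS)_l$ and $m_1l^2+m_2k^2=T-(kS)_k+(lS)_l$. Therefore
\[
T=(k^2-l^2)\Big[\frac{(kS)_k}{k^2}+\frac{(lS)_l}{l^2}\Big],\qquad kl\,T=(k^2-l^2)\Big[\frac{(klS)_k}k+\frac{(klS)_l}l\Big].
\]
Since $W=(k^2-l^2)\,klS$ and $\frac1k\partial_k+\frac1l\partial_l$ kills $k^2-l^2$, this is \eqref{eq:WT}.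

\emph{Consequences.} The polynomial $r(k,-k,l,-l)$ is even in $k$ and in $l$ and divisible by $e_4=k^2l^2$, so $W=\sum y_{ij}\omega_i(k)\omega_j(l)$ with $y_{i0}=y_{0j}=0$. By \eqref{eq:omega}, equation \eqref{eq:WT} reads $z_{ij}=y_{i+1,j}+y_{i,j+1}$. If all $z_{ij}=0$, then $y_{i+1,j}=-y_{i,j+1}$, and induction on $i$ from $y_{0j}=0$ gives (a). The alternating sum in (b) telescopes to $y_{0,n+1}+(-1)^ny_{n+1,0}=0$.
\end{proof}

\section{Proof of Proposition~\ref{prop:inf}(A)}\label{sec:A}

Let $\eta$ be tau-symmetric with $\eta_1^{(2)}=0$. We subtract families $\{A',I_p\}$ with $A'$ a generator of weight $d$. This preserves the hypotheses, since $\{A',I_p\}^{(2)}=\{A'^{(2)},I_p^{(2)}\}=0$. At every stage $e_N\mid\eta_1^{(N)}$, by (S1) and $\partial_u\eta_1=0$. The basic step is the following. If $\eta^{(M)}=0$ for $M<N$, $N\geq3$, and $\eta_1^{(N)}=g\,e_3$ with $g\in R_N$ divisible by $e_N$, then $\eta_p^{(N)}=g\sigma_p$ by closedness, $g$ is the symbol of a generator of weight $d$ by \eqref{eq:degs}, and subtracting $\{g,I_p\}$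 yields $\eta^{(M)}=0$ for $M\le N$.

\emph{$N=3$.} By Lemma~\ref{lem:cubic}, $\eta^{(2)}=0$ and $\eta_p^{(3)}=g_3\sigma_p$. If $d\in\mathbb Z$, then $e_3\mid g_3$ and the basic step applies. If $d\in\mathbb Z+\frac12$ and $g_3\ne0$, then $\deg g_3=2d-3=2i\ge0$ and $g_3\equiv a\,e_2^i\bmod e_3$. The term $a\,e_2^i$ is not the symbol of a $u$-independent cubic functional, but it can be removed by a quadratic generator, as in weight $\frac32$. Let $A'$ be the multiple of $\int u_{i+1}^2$ with frequency $k^{2i+3}$; its degree is $2d-1$, as \eqref{eq:degs} requires. Then $\{A',I_p\}^{(3)}=-c_p\,p_{2i+3}=-\frac{p_{2i+3}}{6e_3}\sigma_p$, and \eqref{eq:lim} with $e_2(k,-k,0)=-k^2$ gives $p_{2i+3}/e_3\equiv(2i+3)(-e_2)^i\bmod e_3$. After subtracting a multiple of this family, $e_3\mid g_3$.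

\emph{$N=4$.} Let $r=\eta_1^{(4)}$, of degree $2d-2$. If $d\in\mathbb Z+\frac12$, then $r\in\mathbb C[e_2,e_3,e_4]$ has odd degree, so $e_3\mid r$. If $d\in\mathbb Z$, apply Lemma~\ref{lem:quartic}: $T$ is the value of $\partial_u\eta_1^{(5)}=0$ at $(k,-k,l,-l)$, so $W=0$ and $r$ vanishes on $k_1+k_2=0$. By symmetry it is divisible by the three linear factors of $e_3$. In both cases $g=r/e_3\in R_4$, and $g$ vanishes at $k_4=0$ because $r$ does and $e_3$ does not. So $e_4\mid g$.

\emph{$N\ge5$.} Here $\eta_1^{(N)}\sigma_2=\eta_2^{(N)}\sigma_1$, with $\sigma_1=p_3/3$ and $\sigma_2=p_5/15$. The cubic $p_3$ is irreducible on the hyperplane $e_1=0$. Indeed, at a singular point of $\{p_3=0\}\subset\mathbb P^{N-2}$ the gradient $(3k_i^2)$ is proportional to $(1,\dots,1)$, so all $k_i=\pm c$ and there are finitely many such points; a reducible cubic contains a hyperplane and is singular along its intersection with the residual quadric, which has dimension $\ge N-4\ge1$. By Newton's identities $p_5=5e_5-5e_2e_3$, which is not divisible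 by $e_3$, as $e_2,\dots,e_N$ are algebraically independent and a quotient of symmetric polynomials is symmetric. Hence $\eta_1^{(N)}=g\,e_3$ with $g\in R_N$, and $e_N\mid g$ as in the case $N=4$.

By \eqref{eq:degs} and $e_N\mid\eta_1^{(N)}$, we can have $g\ne0$ only if $2(d+3-N)\ge N$. So finitely many generators are subtracted, after which $\eta_p^{(N)}=0$ for all $N$ and $p$. Their sum is $A$. \qed

\section{Proof of Proposition~\ref{prop:inf}(B)}\label{sec:B}

The case $d=2$ was treated in Section~\ref{sec:low}. Let $d=2n+2$ with $n\ge1$. Lemma~\ref{lem:quartic} applies only to families without quadratic and cubic parts. So we construct an explicit closed family $\Theta$ with $\Theta_1^{(2)}\ne0$ whose failure to be tau-symmetric is known exactly. If a tau-symmetric family had a nonzero quadratic part, its difference with a multiple of $\Theta$ would have none, and the known defect would violate Lemma~\ref{lem:quartic}(b).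

\subsection{Explicit closed families}

Let $h_i=\delta I_{i+1}$, $i\ge-1$, be the KdV densities, $\partial_{t_p}$ the KdV flows, and $h_{-2}:=1$; then $\partial_uh_i=h_{i-1}$ for $i\geq-1$. For $a,p\ge0$ let $\Omega_{a,p}\in\mathcal P$ be the solution of $\partial\Omega_{a,p}=\partial_{t_p}h_{a-1}$ without constant term; it exists as $\{I_{a-1},I_p\}=0$, it has $\operatorname{wt}=a+p+1$, and $\Omega_{a,0}=h_{a-1}$. Put $\Omega_{-1,p}:=0$ for $p\geq1$. Then
\begin{equation}\label{eq:Om}
\partial_{t_q}\Omega_{a,p}=\partial_{t_p}\Omega_{a,q},\qquad\partial_u\Omega_{a,p}=\Omega_{a-1,p}+\Omega_{a,p-1}\quad(a\ge0,\ p\ge1).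
\end{equation}
Both identities hold after applying $\partial$, the first because the flows commute and the second because $[\partial_u,\partial_{t_p}]=\partial_{t_{p-1}}$; there is no constant of integration since all terms have positive $\operatorname{wt}$. Define
\[
B_p^{i,j}=\int\big(h_i\Omega_{j+1,p}-h_j\Omega_{i+1,p}\big),\qquad E_p=\int\Omega_{d+1,p}-I_{p+d},
\]
so that $B^{i,j}=-B^{j,i}$, and $B_p^{-2,j}=\int\Omega_{j+1,p}$ for $p\ge1$.

The family $E$ and the families $B^{i,j}$ with $i,j\ge-1$, $i+j=d-2$, are closed of weight $d$. They vanish for $p=0$ because $\Omega_{a,0}=h_{a-1}$. Closedness means that $\partial_{t_q}\eta_p$ is symmetric in $p,q$. For $E$ this is \eqref{eq:Om}. For $B^{i,j}$ the terms where $\partial_{t_q}$ acts on $\Omega$ are symmetric by \eqref{eq:Om}, and the others give $\int\big(\partial\Omega_{i+1,q}\,\Omega_{j+1,p}-\partial\Omega_{j+1,q}\,\Omega_{i+1,p}\big)$, which goes to itself under $p\leftrightarrow q$ after an integration by parts. From \eqref{eq:Om}, for $p\ge1$,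
\[
\partial_uE_p=E_{p-1}+B_p^{-2,d-1},\qquad\partial_uB_p^{i,j}=B_{p-1}^{i,j}+B_p^{i-1,j}+B_p^{i,j-1}.
\]
The defect of $E$ can be pushed toward the diagonal $i=j$ by an alternating sum. Put $\Theta_p=E_p+\sum_{i=-1}^{n-1}(-1)^iB_p^{i,2n-i}$. The defects telescope, and
\begin{equation}\label{eq:Theta}
\partial_u\Theta_p=\Theta_{p-1}+(-1)^{n-1}B_p,\qquad B_p:=B_p^{n-1,n}.
\end{equation}

\emph{Quadratic parts.} By (S2), $h_i^{(1)}=\omega_{i+1}/k$, so $\Omega_{a,p}^{(1)}=\omega_a\omega_p/k^2$. These symbols are even, hence for $i,j\ge-1$ the quadratic part of $B^{i,j}_p$ is $\omega_{i+1}\omega_{j+1}\omega_p/k^3-\omega_{j+1}\omega_{i+1}\omega_p/k^3=0$. Next, with $\bar k=k_1+k_2$, the quadratic part of $\partial\Omega_{a,1}=\partial_{t_1}h_{a-1}$ gives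
\[
\Omega_{a,1}^{(2)}(k_1,k_2)=3c_a(k_1,k_2,-\bar k)\,\frac{\omega_1(k_1)+\omega_1(k_2)}{\bar k}+3c_1\,\frac{\omega_a(\bar k)}{\bar k}.
\]
For $a\ge1$, letting $\bar k\to0$ and using \eqref{eq:omega}, the value at $(k,-k)$ is $\frac{\omega_a'}{2k^2}\,k^2=\frac12\omega_a'$. So $\Theta_1^{(2)}=E_1^{(2)}$ has the frequency $k\omega_{d+1}'-\omega_{d+1}=(2d+2)\,\omega_{d+1}\ne0$.

\begin{remark}\label{rem:odd}
The family $E$ shows that (B) fails without tau-symmetry. For odd $d=2k-1$ the same telescoping for $E+\sum_{i=-1}^{k-2}(-1)^iB^{i,d-2-i}$ ends with $B^{k-2,k-2}=0$. This family is tau-symmetric with nonzero quadratic part, so (B) fails for every odd $d$. For even $d$ the next term $B^{n,n}$ of the sum is zero and the defect $B^{n-1,n}$ cannot be absorbed in this way.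
\end{remark}

\subsection{The defect as a bracket with a nonlocal generator}

As in Section~\ref{sec:counter}, a generator outside the polynomial class has polynomial brackets: $B_p=\{\mathcal K,I_p\}$ with $\mathcal K=\int h_{n-1}\partial^{-1}h_n$. Precisely, let $\mathcal K^{(N)}$ be the rational symbol
\[
\mathcal K^{(N)}=\sum_{M=1}^{N-1}\operatorname{Sym}\frac{h_{n-1}^{(N-M)}(k_I)\;h_n^{(M)}(k_J)}{\bar k_J},\qquad|I|=N-M,\quad|J|=M .
\]
Compute $\{\mathcal K,I_p\}$ as in (S3), by inserting the flow into each slot. An insertion does not change the total momentum $\bar k_J=-\bar k_I$ of either factor. Insertion into $h_n$ gives $\partial_{t_p}h_n=\partial\Omega_{n+1,p}$, with symbol $\bar k_J\Omega_{n+1,p}$, and contributes $\int h_{n-1}\Omega_{n+1,p}$. Insertion into $h_{n-1}$ gives the symbol $\bar k_I\Omega_{n,p}$ and contributes $-\int\Omega_{n,p}h_n$. The sum is $B_p$.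

The symbol $\mathcal K^{(2)}$ is the symmetrization of an odd function of $k$, so it is $0$. The terms with $|J|=1$ or $|I|=1$ are polynomial, because $h_n^{(1)}/k=\omega_{n+1}/k^2$ and $h_{n-1}^{(1)}/k=\omega_n/k^2$ are. This is where $n\ge1$ is used, and why $d=2$ was treated separately. So $\mathcal K^{(3)}\in R_3$. Its degree is $4n-1$, which is odd, so $e_3\mid\mathcal K^{(3)}$ and $\mathcal K^{(3)}=\int\chi$ with $\chi$ independent of $u$. Put $B'_p=B_p-\{\int\chi,I_p\}$. Then
\begin{equation}\label{eq:Bprime}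
B_p'^{(N)}=0\ \text{ for }N\le3,\qquad B_p'^{(4)}=\mathcal K^{(4)}\sigma_p .
\end{equation}
We evaluate the polynomial $B_1'^{(4)}=\mathcal K^{(4)}e_3$ on the resonant set. At $(k,-k+\lambda,l,-l-\lambda)$ we have $e_3=\lambda(k^2-l^2)+O(\lambda^2)$. Among the six terms of $\mathcal K^{(4)}$ with $|I|=|J|=2$, each with coefficient $\frac16$, only $J=\{1,2\}$ ($\bar k_J=\lambda$) and $J=\{3,4\}$ ($\bar k_J=-\lambda$) have a pole at $\lambda=0$. By (S2) and \eqref{eq:omega}, $h_i^{(2)}(k,-k)=3c_{i+1}(k,-k,0)=\omega_i(k)/(2k)$. Hence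
\begin{equation}\label{eq:Bres}
kl\,B_1'^{(4)}(k,-k,l,-l)=\tfrac1{24}(k^2-l^2)\big[\omega_n(k)\omega_{n-1}(l)-\omega_{n-1}(k)\omega_n(l)\big].
\end{equation}

\subsection{The contradiction}

Suppose that a tau-symmetric closed family of weight $d$ has a nonzero quadratic part at $p=1$. Quadratic functionals of degree $2d+2$ form a line, so after multiplying the family by a constant and subtracting $\Theta$ we get a closed family $\eta$ with $\eta_1^{(2)}=0$ and, by \eqref{eq:Theta}, $\partial_u\eta_p=\eta_{p-1}+(-1)^nB_p$. As $B_p^{(2)}=0$, Lemma~\ref{lem:cubic} applies: $\eta^{(2)}=0$ and $\eta_p^{(3)}=g_3\sigma_p$ with $e_3\mid g_3$. Subtracting the family of the generator $g_3$ does not change the defect, so we may assume $\eta^{(3)}=0$. The quartic part of $\eta_1$ may still depend on $u$, because $B^{(3)}$ need not vanish. To repair this let $Y=(-1)^n\int u\chi$, a quartic functional of degree $4n-1=2(d+2-4)-1$ with $\partial_uY=(-1)^n\int\chi$, and put $\eta'_p=\eta_p-\{Y,I_p\}$. This is a closed family of weight $d$ with $\eta'^{(N)}=0$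 for $N\le3$, and
\[
\partial_u\eta'_p=\eta'_{p-1}+(-1)^nB'_p .
\]
For $p=1$, \eqref{eq:Bprime} gives $\partial_u\eta_1'^{(4)}=0$, so $e_4\mid\eta_1'^{(4)}$ and Lemma~\ref{lem:quartic} applies to $\eta'$, with $T=(-1)^nB_1'^{(4)}(k,-k,l,-l)$ by (S1). Since $k^2\omega_i=(2i+3)\omega_{i+1}$, formula \eqref{eq:Bres} gives
\[
24(-1)^nkl\,T=(2n+3)\big[\omega_{n+1}(k)\omega_{n-1}(l)+\omega_{n-1}(k)\omega_{n+1}(l)\big]-2(2n+1)\,\omega_n(k)\omega_n(l).
\]
The alternating sum of the coefficients on the right is $(-1)^{n+1}\big(2(2n+3)+2(2n+1)\big)\ne0$, contradicting Lemma~\ref{lem:quartic}(b). \qed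

\section{The coefficient of $s_k$ in the dispersion relation}\label{sec:hodge}

We prove Proposition~\ref{prop:hodge}; the parameter $\epsilon$ is restored. Give $s_k$ the weight $2k-1$. As $\dim\overline{\mathcal M}_{h,1}=3h-2$, the coefficient of $\epsilon^{2h}z^{j}$ in $O$ is a homogeneous polynomial in $s$ of weight $3h-j$, and the same then holds for $\log O$. By Lemma~\ref{lem:hodgedisp}, $\varphi_{2g}(s)$ has weight $g-1$. So $\varphi_{4k}$ has weight $2k-1$ and has the form stated in the proposition; it remains to compute $c_k$. From now on brackets $\langle\cdots\rangle_g$ are taken at $s=0$.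

\subsection{Input from KdV}

The Witten--Kontsevich theorem states that $e^{\mathcal H}|_{s=0}$ is a tau-function of the KdV hierarchy: $w$ satisfies the flows of the Gelfand--Dickey Hamiltonians, and $\epsilon^2\partial_{t_i}\partial_{t_j}\mathcal H=\Omega_{i,j}(w;w_1,\dots)$, with $\Omega_{i,0}=h_{i-1}$ and with additive constants that disappear when we differentiate in $t_n$ below. These Hamiltonians commute with $I_1$ and have the dispersionless limits $H_p^0$, so they are the $I_p$ by Lemma~\ref{lem:nf}, and $h_i$, $\Omega_{i,j}$ are those of Section~\ref{sec:B}.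

With $h_0=\frac{w^2}2+\frac{\epsilon^2}{12}w_2$ the left side of \eqref{eq:logO} is $\frac1{12}\epsilon^2z^2$. Hence, with $q=\epsilon^2z^3$,
\begin{equation}\label{eq:onept}
O|_{s=0}=e^{q/24},\qquad\langle\tau_{3h-2}\rangle_h=\frac1{24^hh!}.
\end{equation}

\emph{Three-point functions.} A term of order $\epsilon^{2a}$ of $\Omega_{i,j}$ has degree $2a$ and $N=i+j+1-a\ge1$ factors, so $a\le i+j$. Differentiate $\epsilon^2\partial_{t_i}\partial_{t_j}\mathcal H=\Omega_{i,j}$ in $t_n$ at $t=0$, where $w_l=\delta_{l,1}$. The derivative $\partial\Omega_{i,j}/\partial w_l$ at this point receives contributions only from monomials $w_lw_1^{N-1}$, for which $l+N-1=2a$, that is, $l=3a-i-j$. Let $\gamma_a$ be this contribution ($\gamma_a=0$ if $3a<i+j$) and $W_{ij}(q)=\sum_a\gamma_aq^a$. By \eqref{eq:jets} and \eqref{eq:onept}, $\partial^lw_{t_n}|_{t=0}$ equals $\epsilon^{2h}/(24^hh!)$ if $n=l+3h$ with $h\ge0$, and $0$ otherwise. Therefore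
\begin{equation}\label{eq:three}
\sum_{g\ge0}\langle\tau_i\tau_j\tau_{3g-i-j}\rangle_g\,q^g=e^{q/24}\,W_{ij}(q),\qquad\deg W_{ij}\le i+j .
\end{equation}
The coefficient of $q^a$ in $W_{0a}$ is the coefficient of the linear term $\epsilon^{2a}w_{2a}$ of $h_{a-1}$. As $h_{a-1}^{(1)}=\omega_a/k=k^{2a}/(2a+1)!!$ at $\epsilon=2$, it equals $\frac1{4^a(2a+1)!!}$.

\emph{Two-point functions.} Let $G_a=\sum_{g\ge1}\langle\tau_a\tau_{3g-1-a}\rangle_g\,q^g$. The string equation gives $1+G_0=e^{q/24}$, and, applied to \eqref{eq:three} with $(i,j)=(0,a)$, $a\ge1$, it gives $G_a+G_{a-1}=e^{q/24}W_{0a}$. By induction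
\begin{equation}\label{eq:two}
G_a=e^{q/24}P_a+(-1)^{a+1},\qquad P_0=1,\qquad P_a=W_{0a}-P_{a-1},
\end{equation}
so $\deg P_a\le a$ and the coefficient of $q^a$ in $P_a$ is $\frac1{4^a(2a+1)!!}$.

\subsection{Mumford's formula}

Let $C_g=\int_{\overline{\mathcal M}_{g,1}}\psi^n\,\mathrm{ch}_{2k-1}(\mathbb E)$ with $n=3g-1-2k\ge0$. The derivative of $O$ in $s_k$ at $s=0$ is $z^{1-2k}\sum_gC_gq^g$, and $z^{1-2k}q^{2k}=\epsilon^{4k}z^{4k+1}$. By Lemma~\ref{lem:hodgedisp} and \eqref{eq:onept},
\[
c_k=4k\,[q^{2k}]\;e^{-q/24}\sum_gC_g\,q^g .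
\]
Mumford's formula, in the form given in \cite{FP}, expresses $\mathrm{ch}_{2k-1}(\mathbb E)$ on the space of curves with marked points as
\[
\mathrm{ch}_{2k-1}(\mathbb E)=\frac{B_{2k}}{(2k)!}\Big[\kappa_{2k-1}-\sum_i\psi_i^{2k-1}+\frac12\sum_\xi\iota_{\xi*}\sum_{i+j=2k-2}(-1)^i\psi^i\psi'^j\Big].
\]
Here $\kappa_{2k-1}=\pi_*(\psi^{2k})$ for the map $\pi$ forgetting an extra point with class $\psi$; the index $\xi$ runs over the gluing maps $\iota_\xi$ onto the boundary, namely the nonseparating one and the separating ones with ordered components; and $\psi,\psi'$ are the classes at the two glued points. On $\overline{\mathcal M}_{g,1}$ the two orderings of a separating node contribute equally, because $i+j$ is even. Thus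
\[
\frac{(2k)!}{B_{2k}}C_g=\langle\tau_{2k}\tau_n\rangle_g-\langle\tau_{3g-2}\rangle_g+\sum_{i+j=2k-2}(-1)^i\Big[\frac12\langle\tau_i\tau_j\tau_n\rangle_{g-1}+\sum_{h+h'=g}\langle\tau_i\tau_n\rangle_h\langle\tau_j\rangle_{h'}\Big].
\]
Multiply by $q^g$ and sum over the $g$ with $n\ge0$, that is, $g>\ell:=\lfloor2k/3\rfloor$; brackets containing $\tau_n$ with $n<0$ vanish, so the restriction matters only for the second term. The first term gives $G_{2k}$. The second gives $-e^{q/24}+\sum_{h=0}^{\ell}\frac{q^h}{24^hh!}$. In the third, $n=3(g-1)-i-j$, and \eqref{eq:three} gives $\frac q2e^{q/24}\sum(-1)^iW_{ij}$. In the fourth, $j=3h'-2$, $i=2k-3h'$ and $n=3h-1-i$, so it gives $\sum_{h'=1}^\ell(-1)^i\frac{q^{h'}}{24^{h'}h'!}G_i$. Insert \eqref{eq:two}. The summands without the factor $e^{q/24}$ are $-1$, $\sum_{h=0}^\ell\frac{q^h}{24^hh!}$ and $-\sum_{h'=1}^\ell\frac{q^{h'}}{24^{h'}h'!}$, and they cancel. What remains is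
\[
\frac{(2k)!}{B_{2k}}\,e^{-q/24}\sum_gC_gq^g=P_{2k}-1+\frac q2\sum_{i+j=2k-2}(-1)^iW_{ij}+\sum_{h'=1}^\ell(-1)^{h'}\frac{q^{h'}}{24^{h'}h'!}P_{2k-3h'} .
\]
The third term has degree $\le2k-1$ and the fourth has degree $\le2k-2$. So the coefficient of $q^{2k}$ is that of $P_{2k}$, namely $\frac1{4^{2k}(4k+1)!!}$. Since $B_{2k}\ne0$, Proposition~\ref{prop:hodge} follows, and the proof of Theorem~\ref{thm:class} is complete. \qed

For $k=1$ the formula can be followed in full. We have $W_{00}=1$ and $W_{01}=\frac q{12}$; from $h_1=\delta I_2=\frac{w^3}6+\epsilon^2\big(\frac{ww_2}{12}+\frac{w_1^2}{24}\big)+\frac{\epsilon^4}{240}w_4$ we get $W_{02}=\frac q{12}+\frac{q^2}{240}$. So $P_2=1+\frac{q^2}{240}$ and $\sum_gC_gq^g=\frac1{12}e^{q/24}\big(\frac q2+\frac{q^2}{240}\big)$, which gives $C_1=\frac1{24}$, $C_2=\frac1{480}$ and $\varphi_4=\frac{s_1}{720}$.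

\begin{thebibliography}{9}

\bibitem{DMS} L. Degiovanni, F. Magri, V. Sciacca, Comm. Math. Phys. 253 (2005).

\bibitem{DLYZ} Boris Dubrovin, Si-Qi Liu, Di Yang, Youjin Zhang, \emph{Hodge integrals and tau-symmetric integrable hierarchies of Hamiltonian evolutionary PDEs}, arXiv:1409.4616 (2014).

\bibitem{FP} Faber, Pandharipande, Invent. Math. 139 (2000).

\bibitem{Getzler} E. Getzler, Duke Math. J. 111 (2002).

\end{thebibliography}
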